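\title{A basis for the parabolic invariants of truncated polynomial algebras over finite fields}

\begin{abstract}
Let $\mathrm{GL}_n(\mathbb F_q)$ act by linear substitutions on the truncated polynomial algebra $\mathcal Q_m(n)=\mathbb F_q[x_1,\dots,x_n]/(x_1^{q^m},\dots,x_n^{q^m})$. We prove that an explicit family, built recursively from Dickson invariants, quotients of determinants $S_\lambda$ and certain symmetrizing operators $\delta_{a;b}$, is a basis of the invariants of every parabolic subgroup. This confirms a conjecture posed in a paper of Ha, Hai and Nghia. The proof replaces $X^{q^m}$ by an arbitrary monic $q$-polynomial $W$. For separable $W$ the invariants are functions on a set of flags, and the members of the family become sums over chains of index sets that behave like such functions. We also obtain the Hilbert series of the invariants, and a basis of the invariants for every monic $q$-polynomial over every commutative $\mathbb F_q$-algebra.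
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The invariants}
Let $q$ be a power of a prime $p$ and let $n\ge1$. The group $\mathrm{GL}_n=\mathrm{GL}_n(\mathbb F_q)$ acts on $\mathbb F_q[x_1,\dots,x_n]$, graded by $\deg x_i=1$, by
\[
\sigma f(x_1,\dots,x_n)=f(\sigma x_1,\dots,\sigma x_n),\qquad \sigma x_j=\sum_{i=1}^n\sigma_{ij}x_i .
\]
Since $(\sigma x_j)^{q^m}=\sum_i\sigma_{ij}x_i^{q^m}$, the action passes to the finite-dimensional graded algebra
\[
\mathcal Q_m(n)=\mathbb F_q[x_1,\dots,x_n]/(x_1^{q^m},\dots,x_n^{q^m}),\qquad m\ge1 .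
\]
For a composition $\alpha=(n_1,\dots,n_k)$ of $n$ put $\nu_i=n_1+\dots+n_i$, and let $\mathrm P_\alpha=\mathrm P_{n_1,\dots,n_k}$ be the group of block upper triangular matrices with diagonal blocks of sizes $n_1,\dots,n_k$. It is the stabilizer of the subspaces $U_i=\langle x_1,\dots,x_{\nu_i}\rangle$, where $\langle\ \rangle$ denotes the $\mathbb F_q$-span. We want a basis of $\mathcal Q_m(n)^{\mathrm P_\alpha}$.

The $\mathrm{GL}_n$-invariants of the polynomial ring itself are described by Dickson's theorem, but an invariant of the quotient need not lift to an invariant polynomial. Let $q\ge3$, $n=2$, $m=1$. The class of $(x_1x_2)^{q-1}$ is fixed by diagonal matrices, by the transposition, and by $x_2\mapsto x_2+cx_1$ (because $x_1^q=0$), hence by $\mathrm{GL}_2$. It has degree $2(q-1)$, while the generators of $\mathbb F_q[x_1,x_2]^{\mathrm{GL}_2}$ have degrees $q(q-1)$ and $(q+1)(q-1)$. So a basis must contain elements that owe their invariance to the truncation. The operators $\delta_{a;b}$ below produce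 them.

\subsection{The family $\mathcal B_m(\alpha)$}\label{sub:family}
Put $L_r(y_1,\dots,y_r)=\det(y_i^{q^{j-1}})_{1\le i,j\le r}$, with $L_0=1$, and
\[
V(y_1,\dots,y_r,X)=L_{r+1}(y_1,\dots,y_r,X)/L_r(y_1,\dots,y_r).
\]
The \emph{Dickson invariants} $Q_{s,i}$ ($0\le i\le s$, $Q_{s,s}=1$) in $x_1,\dots,x_s$ are defined by
\[
\prod_{v\in\langle x_1,\dots,x_s\rangle}(X+v)=\sum_{i=0}^s(-1)^{s-i}Q_{s,i}X^{q^i}.
\]
For a partition $\lambda=(\lambda_1\ge\dots\ge\lambda_s\ge0)$, written with exactly $s$ entries, let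
\[
S_\lambda=\det\big(x_i^{q^{\lambda_j+s-j}}\big)_{1\le i,j\le s}\Big/\det\big(x_i^{q^{s-j}}\big)_{1\le i,j\le s},
\]
a function of $x_1,\dots,x_s$, and let $(\lambda,0)=(\lambda_1,\dots,\lambda_s,0)$, so that $S_{(\lambda,0)}$ is a function of $s+1$ variables. For $0\le s\le m$ let $\nabla^m_s$ be the disjoint union, over all such $\lambda$ with $\lambda_1\le m-s$, of the sets
\[
\{S_\lambda\, Q_{s,s-1}^{a_1}\cdots Q_{s,0}^{a_s}\ :\ 0\le a_i<q^{\lambda_i},\ i=1,\dots,s\};
\]
thus $\nabla^m_0=\{1\}$. For $a\ge1$, $b\ge0$ and a rational function $f(x_1,\dots,x_N)$ with $N\ge a-1$, define a function of $x_1,\dots,x_{N+1}$ by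
\[
\delta_{a;b}(f)=\sum_{i=1}^a\frac{x_i^{q^b}}{V(x_1,\dots,\widehat{x_i},\dots,x_a,x_i)}\,f(x_1,\dots,\widehat{x_i},\dots,x_{N+1}),
\]
and let $\delta^j_{a;b}$ be the $j$-fold iterate. For instance $\delta_{1;m}(f)=x_1^{q^m-1}f(x_2,\dots,x_{N+1})$, so $\delta^n_{1;m}(1)=x_1^{q^m-1}\cdots x_n^{q^m-1}$.

The family is defined by a recursion on \emph{formal expressions}, built from the constant $1$ and the symbols $Q_{r,i}$ and $S_\lambda$ by products, powers and applications of operators $\delta_{a;b}$. The operator $\Phi$ acts on formal expressions by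
\[
\Phi(1)=1,\quad \Phi(Q_{r,i})=Q_{r+1,i+1},\quad \Phi(S_\lambda)=S_{(\lambda,0)},\quad \Phi(gg')=\Phi(g)\Phi(g'),\quad \Phi(\delta_{a;b}(g))=\delta_{a+1;b+1}(\Phi g).
\]
For $m\ge0$ put $\mathcal B_m()=\{1\}$ for the empty composition, and
\[
\mathcal B_m(n_1,\dots,n_k)=\big\{\delta_{s+1;m}^{\,n_1-s}(f\cdot\Phi^sg)\ :\ 0\le s\le\min(n_1,m),\ f\in\nabla^m_s,\ g\in\mathcal B_{m-s}(n_2,\dots,n_k)\big\}.
\]
In particular $\mathcal B_m(n)=\{\delta^{n-s}_{s+1;m}(f): 0\le s\le\min(n,m),\ f\in\nabla^m_s\}$. Each expression is evaluated as a rational function of $x_1,x_2,\dots$, with no truncation at intermediate stages. Only the final members of $\mathcal B_m(n_1,\dots,n_k)$, once they are known to be polynomials in $x_1,\dots,x_n$, are reduced to classes in $\mathcal Q_m(n)$. Unwinding the recursion, a member of $\mathcal B_m(\alpha)$ is given by \emph{data} $(s_1,f_1),\dots,(s_k,f_k)$ with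
\begin{equation}\label{eq:data}
0\le s_i\le\min(n_i,\,m-r_{i-1}),\qquad f_i\in\nabla^{m-r_{i-1}}_{s_i},\qquad\text{where } r_i=s_1+\dots+s_i,\ r_0=0 .
\end{equation}
We regard $\mathcal B_m(\alpha)$ as a family indexed by these data.

\subsection{Results}
The conjecture posed in \cite{HHN} is that $\mathcal B_m(n_1,\dots,n_k)$ is a basis of $\mathcal Q_m(n)^{\mathrm P_{n_1,\dots,n_k}}$. We prove it.

\begin{theorem}\label{thm:A}
For all $q$, all $m\ge1$, $n\ge1$ and all compositions $(n_1,\dots,n_k)$ of $n$, the family $\mathcal B_m(n_1,\dots,n_k)$, indexed by its defining data, consists of polynomials, and their classes form an $\mathbb F_q$-basis of $\mathcal Q_m(n)^{\mathrm P_{n_1,\dots,n_k}}$.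
\end{theorem}

\begin{theorem}\label{thm:B}
Put $\binom ms_{q,t}=\prod_{i=0}^{s-1}\frac{1-t^{q^m-q^i}}{1-t^{q^s-q^i}}$. Then
\[
\mathrm{Hilb}\big(\mathcal Q_m(n)^{\mathrm P_{n_1,\dots,n_k}},t\big)=\sum_{\substack{0\le s_i\le n_i\\ s_1+\dots+s_k\le m}}\ \prod_{i=1}^k t^{(n_i-s_i)(q^m-q^{r_i})}\binom{m-r_{i-1}}{s_i}_{q,\,t^{q^{r_{i-1}}}},\qquad r_i=s_1+\dots+s_i .
\]
\end{theorem}

A third result, Theorem~\ref{thm:C}, gives the corresponding basis when $X^{q^m}$ is replaced by any monic $q$-polynomial of degree $q^m$ over any commutative $\mathbb F_q$-algebra. The only non-elementary result used in the proof of Theorem~\ref{thm:A} is Dickson's theorem.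

\subsection{The method}
The polynomial $X^{q^m}$ is a degenerate member of the family of monic $q$-polynomials $W=X^{q^m}+\sum_{i<m}w_iX^{q^i}$. When $w_0\ne0$, the roots of $W$ form an $m$-dimensional $\mathbb F_q$-space $\mathcal W$, the deformed algebra is the algebra of functions on $\mathcal W^n$, and $\mathrm P_\alpha$-orbits on $\mathcal W^n$ correspond to certain flags in $\mathcal W$. The number of these flags equals the number of members of $\mathcal B_m(\alpha)$ and bounds $\dim\mathcal Q_m(n)^{\mathrm P_\alpha}$ from below (Section~\ref{sec:lower}). It remains to show that $\mathcal B_m(\alpha)$ consists of invariants and spans. Section~\ref{sec:two} does this by hand in the smallest cases, and Section~\ref{sec:prelim} collects the facts on $q$-polynomials and Dickson invariants. The general proof has three steps.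
\begin{enumerate}
\item The members of $\mathcal B_m(\alpha)$ are special cases of \emph{flag sums} $b^W_\alpha(f_1,\dots,f_k)$, which are defined for arbitrary Dickson invariants $f_i$ and arbitrary $W$. Flag sums are polynomials, and their classes are invariant (Sections~\ref{sec:eps} and~\ref{sec:flag}).
\item The flag sums with arbitrary $f_i$ span the invariants (Section~\ref{sec:span}).
\item The $f_i$ can be reduced to the prescribed families, at the cost of flag sums of smaller type (Section~\ref{sec:reduce}).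
\end{enumerate}
The freedom in $W$ is used in two ways: identities are checked at the points of $\mathcal W^n$ for generic $W$ and then specialized, and the induction on the number of blocks replaces $W$ by the $q$-polynomial $V(y,X)$ over a Dickson algebra. Section~\ref{sec:end} completes the proofs.

\subsection{Conventions}
We write $[r]=\{1,\dots,r\}$. For a finite set $I$ of indices, $x_I=(x_i)_{i\in I}$ in increasing order. Tensor products without subscript are over $\mathbb F_q$, and ring homomorphisms are $\mathbb F_q$-algebra homomorphisms. In the proofs we allow $m=0$ and $n=0$, where $\mathcal Q_m(n)=\mathbb F_q$, and compositions with zero parts, where $\mathrm P_\alpha$ is still the stabilizer of the $U_i$. The blocks of $\alpha$ are $N_i=\{\nu_{i-1}+1,\dots,\nu_i\}$. For a sequence $\mathbf r=(r_1,\dots,r_k)$ of nonnegative integers put $r_0=0$ and $s_i=r_i-r_{i-1}$. We call $\mathbf r$ \emph{admissible for $\alpha$} if $0\le s_i\le n_i$ for all $i$. The sequences $\mathbf r$ that occur in \eqref{eq:data}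 are exactly the admissible ones with $r_k\le m$.

\section{Deforming the truncation: orbits and a lower bound}\label{sec:lower}

Let $\Lambda$ be a commutative $\mathbb F_q$-algebra. A \emph{$q$-polynomial} over $\Lambda$ is a polynomial $G(X)=\sum_ig_iX^{q^i}$. It is $\mathbb F_q$-linear: $G(cX+c'X')=cG(X)+c'G(X')$ for $c,c'\in\mathbb F_q$. For a monic $q$-polynomial $W$ of degree $q^m$ over $\Lambda$ put
\[
A_W(n)=\Lambda[x_1,\dots,x_n]/(W(x_1),\dots,W(x_n)).
\]
It is a free $\Lambda$-module on the monomials with all exponents $<q^m$, and $\mathrm{GL}_n$ acts on it because $W(\sigma x_j)=\sum_i\sigma_{ij}W(x_i)$. For $\Lambda=\mathbb F_q$ and $W=X^{q^m}$ it is $\mathcal Q_m(n)$. A homomorphism $\theta:\Lambda\to\Lambda'$ induces a $\mathrm{GL}_n$-equivariant map $A_W(n)\to A_{\theta(W)}(n)=A_W(n)\otimes_\Lambda\Lambda'$.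

\begin{lemma}\label{lem:points}
Let $\Lambda$ be a domain, $m\ge1$, and $W=X^{q^m}+\sum_{i<m}w_iX^{q^i}$ with $w_0\ne0$. Let $\Omega$ be an algebraic closure of the fraction field of $\Lambda$ and $\mathcal W\subset\Omega$ the set of roots of $W$. Then $\mathcal W$ is an $m$-dimensional $\mathbb F_q$-subspace, and
\[
A_W(n)\subseteq A_W(n)\otimes_\Lambda\Omega=\mathrm{Fun}(\mathcal W^n,\Omega),
\]
with the action $(\sigma F)(a)=F(a\sigma)$, where $(a\sigma)_j=\sum_i\sigma_{ij}a_i$.
\end{lemma}

\begin{proof}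
The derivative of $W$ is the nonzero constant $w_0$, so $W$ has $q^m$ distinct roots, and they form a subspace by linearity. By the Chinese remainder theorem $\Omega[X]/(W)=\mathrm{Fun}(\mathcal W,\Omega)$; take the $n$-fold tensor product over $\Omega$. The inclusion holds since $A_W(n)$ is free over $\Lambda$. Finally $(\sigma F)(a)=F((\sigma x_1)(a),\dots,(\sigma x_n)(a))$.
\end{proof}

For $m\ge1$ the \emph{generic} $q$-polynomial is $W=X^{q^m}+\sum_{i<m}w_iX^{q^i}$ over the polynomial ring $\Lambda_m=\mathbb F_q[w_0,\dots,w_{m-1}]$. Every monic $q$-polynomial of degree $q^m$ is its image under a homomorphism $\Lambda_m\to\Lambda$. So an identity in $A_W(n)$ for generic $W$ may be checked at the points of $\mathcal W^n$, and then specializes to every other $W$, in particular to $X^{q^m}$ under $w_i\mapsto0$.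

Let $\binom ms_q$ be the number of $s$-dimensional subspaces of $\mathbb F_q^m$.

\begin{lemma}\label{lem:orbits}
Let $\mathcal W$ be an $m$-dimensional $\mathbb F_q$-space. For $a\in\mathcal W^n$ let $\mathcal W_i(a)=\langle a_1,\dots,a_{\nu_i}\rangle$. The map $a\mapsto(\mathcal W_1(a)\subseteq\dots\subseteq\mathcal W_k(a))$ induces a bijection from the $\mathrm P_\alpha$-orbits on $\mathcal W^n$ to the flags $\mathcal W_1\subseteq\dots\subseteq\mathcal W_k$ in $\mathcal W$ whose dimension sequence is admissible for $\alpha$. The number of orbits equals the number of members of $\mathcal B_m(\alpha)$.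
\end{lemma}

\begin{proof}
For $\sigma\in\mathrm P_\alpha$ and $j\le\nu_i$, the entry $(a\sigma)_j$ is a combination of $a_1,\dots,a_{\nu_i}$; applying this also to $\sigma^{-1}$, the flag is constant on orbits. Since $\mathcal W_i(a)$ is spanned by $\mathcal W_{i-1}(a)$ and $n_i$ further vectors, the dimension sequence is admissible. Conversely, fix a flag with admissible dimensions $r_i$, and for each $i$ vectors $u_{i,1},\dots,u_{i,s_i}\in\mathcal W_i$ that map to a basis of $\mathcal W_i/\mathcal W_{i-1}$. The point whose $i$-th block is $(u_{i,1},\dots,u_{i,s_i},0,\dots,0)$ has this flag. Any $a$ with this flag can be moved to that point block by block: an element of $\mathrm{GL}_{n_i}$ makes the $i$-th block congruent to $(u_{i,1},\dots,u_{i,s_i},0,\dots,0)$ modulo $\mathcal W_{i-1}$, and adding combinations of entries of earlier blocks, which span $\mathcal W_{i-1}$, removes the difference.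

Choosing $\mathcal W_1,\mathcal W_2/\mathcal W_1,\dots$ in turn, the number of orbits is $\sum_{\mathbf r}\prod_i\binom{m-r_{i-1}}{s_i}_q$ over admissible $\mathbf r$ with $r_k\le m$. By \eqref{eq:data} it remains to show $|\nabla^m_s|=\binom ms_q$. By definition $|\nabla^m_s|=\sum_\lambda q^{\lambda_1+\dots+\lambda_s}$ over $m-s\ge\lambda_1\ge\dots\ge\lambda_s\ge0$. Subspaces of dimension $s$ correspond to $s\times m$ reduced row echelon matrices of rank $s$. If the pivots are in columns $j_1<\dots<j_s$, row $i$ has $\lambda_i=m-j_i-(s-i)$ free entries, and $(j_i)\mapsto(\lambda_i)$ is a bijection onto the partitions above.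
\end{proof}

\begin{proposition}\label{prop:lower}
For $m\ge1$, $\dim\mathcal Q_m(n)^{\mathrm P_\alpha}$ is at least the number of members of $\mathcal B_m(\alpha)$.
\end{proposition}

\begin{proof}
Let $\Lambda=\mathbb F_q[w]$, $W=X^{q^m}-wX$, $A=A_W(n)$, $\mathrm P=\mathrm P_\alpha$. If $wa'\in A^{\mathrm P}$ with $a'\in A$, then $w(\sigma a'-a')=0$ for $\sigma\in\mathrm P$, so $a'\in A^{\mathrm P}$ since $A$ is free. Hence $A^{\mathrm P}/wA^{\mathrm P}$ injects into $(A/wA)^{\mathrm P}=\mathcal Q_m(n)^{\mathrm P}$. As a submodule of a free module of finite rank over a principal ideal domain, $A^{\mathrm P}$ is free, so $\dim A^{\mathrm P}/wA^{\mathrm P}$ is its rank. The invariants are the kernel of $a\mapsto(\sigma a-a)_{\sigma\in\mathrm P}$ and $\Omega$ is flat over $\Lambda$, so the rank is $\dim_\Omega\mathrm{Fun}(\mathcal W^n,\Omega)^{\mathrm P}$, the number of orbits. Apply Lemma~\ref{lem:orbits}.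
\end{proof}

If the group order were invertible in $\mathbb F_q$, averaging would lift invariants from $A/wA$ to $A$ and the bound would be an equality. In general the dimension of invariants can jump at $w=0$: if $c\in\mathbb F_p$ acts on $\mathbb F_p[w]^2$ by $(u,v)\mapsto(u+cwv,v)$, the invariants have rank $1$, while the action modulo $w$ is trivial. Theorem~\ref{thm:A} says that no jump occurs for $\mathrm P_\alpha$ acting on $\mathcal Q_m(n)$, and the data \eqref{eq:data} are as many as the flags: $r_i$ plays the role of $\dim\mathcal W_i$, and $f_i$ the role of the choice of $\mathcal W_i/\mathcal W_{i-1}$ in $\mathcal W/\mathcal W_{i-1}$.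

\section{One and two variables}\label{sec:two}

Put $M_j=(q^j-1)/(q-1)$, so that $M_j=qM_{j-1}+1$, and $M=M_m$ with $m\ge1$. Put $Z_i=x_i^{q-1}$. Then $x_i^{q^m-1}=Z_i^M$, and $Z_i^{M+1}=0$ in $\mathcal Q_m(n)$. Let $h_j$ be the complete homogeneous symmetric polynomial of degree $j$, with $h_j=0$ for $j<0$.

\subsection{One variable}
Write $x=x_1$, $Z=Z_1$. Here $S_{(\lambda)}=x^{q^\lambda-1}=Z^{M_\lambda}$ and $Q_{1,0}=Z$, since $\prod_{c\in\mathbb F_q}(X+cx)=X^q-ZX$. The intervals $[M_\lambda,M_\lambda+q^\lambda)=[M_\lambda,M_{\lambda+1})$, $0\le\lambda<m$, partition $[0,M)$. So $\nabla^m_1=\{Z^c:0\le c<M\}$, and with $\delta_{1;m}(1)=Z^M$ we get $\mathcal B_m(1)=\{Z^c:0\le c\le M\}$. This is the monomial basis of $\mathcal Q_m(1)^{\mathrm{GL}_1}$. Its $M+1$ members match the $M$ lines of $\mathcal W$ and the zero subspace.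

\subsection{The lowest coefficient in $x_1$}
The following lemma starts the spanning argument for every $n$. The map $\gamma\mapsto\gamma^q$ from $\mathcal Q_{m-1}(n)$ to $\mathcal Q_m(n)$ is well defined, $\mathbb F_q$-linear and $\mathrm{GL}_n$-equivariant; it is injective because it sends the monomial basis to distinct basis monomials.

\begin{lemma}\label{lem:lowest}
Let $m,n\ge1$ and $0\ne a=\sum_{d=0}^{q^m-1}x_1^da_d\in\mathcal Q_m(n)$, with $a_d$ in the truncated algebra $\mathcal Q_m(n-1)$ on $x_2,\dots,x_n$. Suppose that $a$ is fixed by the substitutions $x_1\mapsto cx_1$ $(c\in\mathbb F_q^\times)$ and $x_i\mapsto x_i+x_1$ $(i\ge2)$, each fixing the other variables. Then $a_d=0$ unless $(q-1)\mid d$. If $d$ is the least index with $a_d\ne0$ and $d<q^m-1$, then $a_d=\gamma^q$ for some $\gamma\in\mathcal Q_{m-1}(n-1)$.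
\end{lemma}

\begin{proof}
Scaling $x_1$ gives $c^da_d=a_d$ for all $c$, which is the first claim. Let $d<q^m-1$ be minimal. Both $d$ and $q^m-1$ are multiples of $q-1$, so $d+q-1\le q^m-1$. Fix $i\ge2$ and let $\partial^{(e)}$ be the linear map on $\mathcal Q_m(n-1)$ that replaces the factor $x_i^b$ of a basis monomial by $\binom bex_i^{b-e}$. The substitution $x_i\mapsto x_i+x_1$ sends $a$ to $\sum_{d',e'}x_1^{d'+e'}\partial^{(e')}a_{d'}$. Compare the coefficients of $x_1^{d+e}$ for $1\le e\le q-1$; these powers of $x_1$ are nonzero. Since $a_{d'}=0$ for $d'<d$ and for $d<d'<d+q-1$, we obtain $\partial^{(e)}a_d+a_{d+e}=a_{d+e}$, so $\partial^{(e)}a_d=0$. The map $\partial^{(e)}$ sends distinct monomials to multiples of distinct monomials. Hence the $x_i$-exponent $b$ of every monomial of $a_d$ satisfies $\binom be\equiv0\pmod p$ for $1\le e\le q-1$.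

Lucas' theorem states that $\binom be\equiv\prod_l\binom{b_l}{e_l}\pmod p$, where $b_l,e_l$ are the base-$p$ digits. If $q\nmid b$, the lowest nonzero digit $b_l$ has $p^l\le q-1$, and $\binom b{p^l}\equiv b_l\not\equiv0$. So $q\mid b$. This holds for every $i\ge2$, and the coefficients of $a_d$ lie in $\mathbb F_q$, so $a_d$ is the $q$-th power of an element with exponents $<q^{m-1}$.
\end{proof}

For $d=q^m-1$ the powers $x_1^{d+e}$ vanish and the comparison gives nothing. The two alternatives lead to an induction that lowers either $n$ alone, or both $n$ and $m$.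

\subsection{The Borel subgroup of $\mathrm{GL}_2$}
Since $V(x_1,x_2)=x_2(Z_2-Z_1)$, for a polynomial $u$ in one variable
\begin{equation}\label{eq:delta2}
\delta_{2;m}(u)=\frac{u(x_1)Z_2^M-u(x_2)Z_1^M}{Z_2-Z_1}.
\end{equation}
Dividing numerator and denominator of $S_{(\lambda,0)}$ by $x_1x_2$ gives $S_{(\lambda,0)}=(Z_1^{M_{\lambda+1}}-Z_2^{M_{\lambda+1}})/(Z_1-Z_2)=h_{qM_\lambda}(Z_1,Z_2)$. It is $\mathrm{GL}_2$-invariant, since $\sigma$ multiplies both determinants by $\det\sigma$. Also $Q_{2,1}=S_{(1,0)}=h_q(Z_1,Z_2)$ (the coefficient of $X^q$ in $L_3(x_1,x_2,X)/L_2(x_1,x_2)$, which equals the product defining the $Q_{2,i}$ by Section~\ref{sec:prelim}), and $\delta_{2;m}(1)=h_{M-1}(Z_1,Z_2)=S_{(m-1,0)}$. So for each $g=Z^c\in\mathcal B_{m-1}(1)$, $0\le c\le M_{m-1}$, the polynomial $\Phi g$ is $\mathrm{GL}_2$-invariant and $(\Phi g)|_{x_1=0}=Z_2^{qc}$: for $g=S_{(\lambda)}Q_{1,0}^{a}$ we have $\Phi g=h_{qM_\lambda}h_q^{a}$, and for $g=\delta_{1;m-1}(1)$ we have $\Phi g=h_{qM_{m-1}}$. The recursion gives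
\[
\mathcal B_m(1,1)=\{Z_1^MZ_2^c:0\le c\le M\}\ \cup\ \{Z_1^a\,\Phi g: 0\le a<M,\ g\in\mathcal B_{m-1}(1)\}.
\]
All these classes are $\mathrm P_{1,1}$-invariant; for the first kind, adding a multiple of $x_1$ to $x_2$ changes $Z_2^c$ by a multiple of $x_1$, which $Z_1^M$ kills. Their lowest terms in $x_1$ are the distinct nonzero monomials $Z_1^MZ_2^c$ and $Z_1^aZ_2^{qc}$, so they are independent. Let $a$ be an invariant with lowest coefficient $a_d$. Scaling $x_2$ shows that $a_d$ is a combination of powers $Z_2^c$, $0\le c\le M$. If $d<q^m-1$, Lemma~\ref{lem:lowest} shows that only $c=qc'$ occur, and then $c'\le M_{m-1}$. In both cases a combination of members of $\mathcal B_m(1,1)$ has the same lowest term as $a$. Subtracting it and repeating proves Theorem~\ref{thm:A} for $\alpha=(1,1)$. The role of $\Phi$ is visible: it lifts the $q$-th power of an invariant for $(m-1,n-1)$ to an invariant for $(m,n)$.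

\subsection{The group $\mathrm{GL}_2$}\label{sub:gl2}
The Borel subgroup has index $q+1\equiv1\pmod p$ in $\mathrm{GL}_2$, so summing over cosets maps its invariants onto the $\mathrm{GL}_2$-invariants. For $q=m=2$, the Borel invariant $x_1^3$ goes to $x_1^3+x_2^3+(x_1+x_2)^3=x_1x_2(x_1+x_2)$, which is $\delta_{2;2}(x)$ by \eqref{eq:delta2}. In general, as Section~\ref{sec:span} shows, the sums are combinations of $(Z_1Z_2)^M$, of elements $\delta_{2;m}(Z^a)$ and of Dickson invariants, but nothing forces the Dickson invariants into $\nabla^m_2$. The reduction to the prescribed families is already visible for $\delta_{2;m}$. By \eqref{eq:delta2},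
\begin{equation}\label{eq:drop2}
\delta_{2;m}(Z^a)=\begin{cases}(Z_1Z_2)^a\,h_{M-a-1}(Z_1,Z_2),&a<M,\\[2pt] -(Z_1Z_2)^M\,h_{a-M-1}(Z_1,Z_2),&a\ge M.\end{cases}
\end{equation}
For $a<M$ these are the members of $\mathcal B_m(2)$ with $s=1$. For $a\ge M$ the class in $\mathcal Q_m(2)$ is $0$, except that $\delta_{2;m}(Z^{M+1})=-\delta^2_{1;m}(1)$. So the multiples of $Z^M$ are not killed; they drop to the member with $s=0$. Since $Z^{M+1}=0$ in $\mathcal Q_m(1)$, this also shows that $\delta_{2;m}$ does not act on truncated algebras, which is why the recursion forbids intermediate truncation.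

The deformation explains \eqref{eq:drop2}. Replace $x_i^{q^m}$ by $W(x_i)$, $W$ generic, and let $u$ be a polynomial in $Z$:
\[
\varepsilon(u)=u(x_1)\frac{W(x_2)}{V(x_1,x_2)}+u(x_2)\frac{W(x_1)}{V(x_2,x_1)} .
\]
At a point of $\mathcal W^2$ with independent entries both terms vanish. At $(a_1,0)$ with $a_1\ne0$ the value is $-w_0\,u(a_1)/a_1^{q-1}$. Granting that $\varepsilon(u)$ is an invariant polynomial (Lemmas~\ref{lem:poly} and~\ref{lem:inv}), it is therefore supported on points of rank $\le1$, and on points of rank $1$ it is $u$, viewed as a function on the lines of $\mathcal W$, up to a nonzero factor. If $u$ is a multiple of $W(x)/x$, then $u$ vanishes on all lines of $\mathcal W$, so $\varepsilon(u)$ is supported at the origin and is proportional to $W(x_1)W(x_2)/(x_1x_2)$. For $W=X^{q^m}$ we have $W(x)/x=Z^M$, and \eqref{eq:drop2} is the trace of this. Finally, for $q=m=2$ we find $\mathcal B_2(2)=\{1,\ x_1^2+x_1x_2+x_2^2,\ x_1x_2(x_1+x_2),\ x_1^2x_2^2,\ x_1^3x_2^3\}$, in agreement with the series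 $1+t^2(1+t+t^2)+t^6$ of Theorem~\ref{thm:B} and with the $1+3+1$ subspaces of $\mathbb F_2^2$.

\section{$q$-polynomials and Dickson invariants}\label{sec:prelim}

\subsection{Division}
The composition of $q$-polynomials is a $q$-polynomial. Let $F$ be a monic $q$-polynomial of degree $q^r$ over a commutative $\mathbb F_q$-algebra. Every $q$-polynomial $G$ can be written uniquely as
\[
G=E\circ F+R,\qquad E,R\ \ q\text{-polynomials},\quad \deg R<q^r .
\]
For existence, if $G$ has leading term $gX^{q^d}$ with $d\ge r$, subtract $gF^{q^{d-r}}$ and repeat. For uniqueness, if $E\ne0$ has leading term $eX^{q^d}$, then $E\circ F$ has leading term $eX^{q^{d+r}}$, which $R$ cannot cancel. The construction shows that the coefficients of $E$ and $R$ lie in the subring generated by those of $G$ and $F$; by uniqueness, division commutes with ring homomorphisms. We call $R$ the \emph{remainder of $G$ by $F$}.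

\subsection{Dickson invariants}
Dickson's theorem states that $D_r:=\mathbb F_q[x_1,\dots,x_r]^{\mathrm{GL}_r}=\mathbb F_q[Q_{r,0},\dots,Q_{r,r-1}]$, with the $Q_{r,i}$ algebraically independent; $\deg Q_{r,i}=q^r-q^i$. We write $D_r(y)$ for $D_r$ in the variables $y=(y_1,\dots,y_r)$; $D_0=\mathbb F_q$.

For indeterminates $y$, the polynomial $L_{r+1}(y,X)$ is $\mathbb F_q$-linear in $X$, vanishes at each $y_i$, and has leading term $L_r(y)X^{q^r}$. So $L_{r+1}(y,X)/L_r(y)$ and $\prod_{v\in\langle y\rangle}(X+v)$ are monic of degree $q^r$ with the same $q^r$ roots: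
\[
V(y,X)=\prod_{v\in\langle y\rangle}(X+v)=\sum_{i=0}^r(-1)^{r-i}Q_{r,i}(y)X^{q^i}.
\]
For arbitrary values of $y$ in a ring, $V(y,X)$ means the last expression; $V(\emptyset,X)=X$. It is symmetric in $y$. The coefficient of $X$ in $L_{r+1}(y,X)$ is $(-1)^rL_r(y)^q$, so $Q_{r,0}=L_r^{q-1}$, and $(-1)^rQ_{r,0}(y)$ is the product of the nonzero vectors of $\langle y\rangle$. For $z=(z_1,\dots,z_l)$ we have $V((y,z),X)=\prod_{v\in\langle z\rangle}V(y,X+v)=\prod_{v\in\langle z\rangle}\big(V(y,X)+V(y,v)\big)$, that is,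
\begin{equation}\label{eq:comp}
V((y,z),X)=V\big(V(y,z_1),\dots,V(y,z_l),\,V(y,X)\big).
\end{equation}
For one new variable $z$ and $y'=(y_1,\dots,y_{r-1})$, this and a comparison of coefficients give, with $Z=V(y',z)^{q-1}$ and $Q_{r-1,-1}=0$,
\begin{equation}\label{eq:rec}
V((y',z),X)=V(y',X)^q-Z\,V(y',X),\qquad Q_{r,i}(y',z)=Q_{r-1,i-1}(y')^q+Z\,Q_{r-1,i}(y')\quad(0\le i<r).
\end{equation}
Setting one of the $r$ variables to $0$ makes $Z=0$. This \emph{restriction} sends $V((y',z),X)$ to $V(y',X)^q$, $Q_{r,i}$ to $Q_{r-1,i-1}^q$ for $i\ge1$, and $Q_{r,0}$ to $0$. The $Q_{r-1,i}^q$ are algebraically independent, so the kernel of the restriction on $D_r$ is $Q_{r,0}D_r$. Let $\phi:D_r\to D_{r+1}$ be the ring homomorphism with $\phi(Q_{r,i})=Q_{r+1,i+1}$. The restriction of $\phi(f)$ is $f^q$, since both are ring homomorphisms in $f$ that agree on the generators.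

\subsection{Interpolation}
Let $x_i$ $(i\in J)$, $|J|=r\ge1$, be $\mathbb F_q$-independent elements of a field, and $G$ a $q$-polynomial of degree $\le q^{r-1}$ over that field. Then
\begin{equation}\label{eq:interp}
G(X)=\sum_{i\in J}G(x_i)\,\frac{V(x_{J\setminus i},X)}{V(x_{J\setminus i},x_i)},
\end{equation}
because both sides are $q$-polynomials of degree $\le q^{r-1}$ that agree at the $x_i$, hence at the $q^r$ points of their span. For indeterminates $x_i$ take $G=V(x_I,X)$ with $|I|=r-1$, where $I$ need not lie in $J$. The terms with $i\in I$ vanish, and the coefficients of $X^{q^{r-1}}$ give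
\begin{equation}\label{eq:one}
\sum_{i\in J\setminus I}\frac{V(x_I,x_i)}{V(x_{J\setminus i},x_i)}=1\qquad(|J|=|I|+1).
\end{equation}

\subsection{Remainders}
Let $W$ be a $q$-polynomial over a domain $\Lambda\supseteq\mathbb F_q$ and $y=(y_1,\dots,y_r)$. Let $R=\sum_{e<r}c^W_e(y)X^{q^e}$, $c^W_e(y)\in\Lambda\otimes D_r(y)$, be the remainder of $W$ by $V(y,X)$. Since $V(y,y_j)=0$, we have $R(y_j)=W(y_j)$, and \eqref{eq:interp} gives
\begin{equation}\label{eq:rem}
c^W_e(y)=(-1)^{r-1-e}\sum_{j=1}^r\frac{W(y_j)}{V(\hat y_j,y_j)}\,Q_{r-1,e}(\hat y_j),\qquad \hat y_j=(y_l)_{l\ne j}.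
\end{equation}
These coefficients measure whether $\langle y\rangle$ consists of roots of $W$. Indeed, let $Y$ be an $r$-dimensional $\mathbb F_q$-subspace of a field containing the coefficients of $W$, and $V_Y=\prod_{v\in Y}(X+v)$. If $W=E\circ V_Y$, then $W$ vanishes on $Y$; conversely, if $W$ vanishes on $Y$, the remainder of $W$ by $V_Y$ has degree $<q^r$ and $q^r$ roots, so it is $0$. Let $\mathfrak c_{s,m}\subseteq D_s$ be the ideal generated by the $c_e^{X^{q^m}}(x_1,\dots,x_s)$, $0\le e<s$. One should think of $D_s/\mathfrak c_{s,m}$ as a degeneration of the ring of functions on the $s$-dimensional subspaces of $\mathcal W$. For $s=1$, \eqref{eq:rem} gives $c_0=x_1^{q^m-1}=Z^M$, the element met in Section~\ref{sub:gl2}. Part (b) of the next lemma explains the shape of $\nabla^m_s$.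

\begin{lemma}\label{lem:schur}
\begin{enumerate}
\item[(a)] $S_\lambda\in D_s$, and $S_{(\lambda,0^j)}\equiv\phi^j(S_\lambda)$ modulo $(Q_{s+j,0},\dots,Q_{s+j,j-1})$, where $0^j$ stands for $j$ zeros.
\item[(b)] For $s\le m$, $D_s=\operatorname{span}\nabla^m_s+\mathfrak c_{s,m}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\Delta=\det(x_i^{q^{s-j}})=\pm L_s$. A determinant $\det(x_i^{q^{e_j}})$ vanishes when an $\mathbb F_q$-linear relation is imposed on the $x_i$, because the rows then satisfy the same relation. So it is divisible by every nonzero linear form, hence by the product of one form on each line. This product has degree $M_s=\deg L_s$, so it is $L_s$ up to a scalar. The quotient $\det(x_i^{q^{e_j}})/\Delta$ is a polynomial, and it is invariant since $\sigma$ multiplies both determinants by $\det\sigma$. Thus it lies in $D_s$.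

Let $\mu=(\mu',0)$ have $s$ entries. Divide the last rows of the numerator and the denominator of $S_\mu$ by $x_s$ and set $x_s=0$. Both rows become $(0,\dots,0,1)$, and the remaining minors are the $q$-th powers of the numerator and the denominator of $S_{\mu'}$. So $S_\mu$ and $\phi(S_{\mu'})$ have the same restriction, and $S_\mu\equiv\phi(S_{\mu'})\bmod Q_{s,0}$. Induct on $j$: $S_{(\lambda,0^j)}\equiv\phi(S_{(\lambda,0^{j-1})})$ modulo $Q_{s+j,0}$, and $\phi$ maps $(Q_{s+j-1,0},\dots,Q_{s+j-1,j-2})$ into $(Q_{s+j,1},\dots,Q_{s+j,j-1})$.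

(b) The case $s=0$ is trivial; let $s\ge1$. We show that the elements $S_\lambda Q^a:=S_\lambda\prod_iQ_{s,s-i}^{a_i}$, with $\lambda$ an \emph{arbitrary} partition with $s$ entries and $0\le a_i<q^{\lambda_i}$, form a basis of $D_s$, and that those with $\lambda_1>m-s$ lie in $\mathfrak c_{s,m}$.

For $0\ne f\in D_s$ let $\mathrm{in}(f)$ be the term of $f$, as a polynomial in $Q_{s,0},Q_{s,1},\dots,Q_{s,s-1}$, whose exponent vector in this order is lexicographically smallest. The lexicographic order is total and compatible with addition, so $\mathrm{in}(ff')=\mathrm{in}(f)\,\mathrm{in}(f')$. We claim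
\[
\mathrm{in}(S_\lambda)=\prod_{i=1}^sQ_{s,s-i}^{(q^{\lambda_i}-q^{\lambda_{i+1}})/(q-1)},\qquad\lambda_{s+1}:=0 .
\]
Put $\mu=(\lambda_1-\lambda_s,\dots,\lambda_{s-1}-\lambda_s,0)=(\mu',0)$. The numerator of $S_\lambda$ is the $q^{\lambda_s}$-th power of that of $S_\mu$, and $\Delta^{q-1}=Q_{s,0}$, so
\[
S_\lambda=(S_\mu\Delta)^{q^{\lambda_s}}/\Delta=S_\mu^{q^{\lambda_s}}Q_{s,0}^{(q^{\lambda_s}-1)/(q-1)} .
\]
By (a), $S_\mu$ is the sum of $\phi(S_{\mu'})\ne0$, which does not involve $Q_{s,0}$, and a multiple of $Q_{s,0}$; hence $\mathrm{in}(S_\mu)=\phi(\mathrm{in}\,S_{\mu'})$. By induction on $s$ the exponent of $Q_{s,s-i}$ in $\mathrm{in}(S_\mu)$ is $(q^{\mu_i}-q^{\mu_{i+1}})/(q-1)$ for $i<s$; multiplying by $q^{\lambda_s}$ gives the claim.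

So $\mathrm{in}(S_\lambda Q^a)=\prod_iQ_{s,s-i}^{\beta_i}$ with $\beta_i=\frac{q^{\lambda_i}-q^{\lambda_{i+1}}}{q-1}+a_i$. For given $\lambda_{i+1}$, the intervals $\big[\frac{q^l-q^{\lambda_{i+1}}}{q-1},\frac{q^{l+1}-q^{\lambda_{i+1}}}{q-1}\big)$, $l\ge\lambda_{i+1}$, partition $\mathbb Z_{\ge0}$ and have length $q^l$. Hence a monomial $\prod_iQ_{s,s-i}^{\beta_i}$ determines $(\lambda_s,a_s),(\lambda_{s-1},a_{s-1}),\dots$ in turn, and it is the initial term of exactly one $S_\lambda Q^a$. These elements are homogeneous, and each degree contains finitely many monomials, so in each degree they are related to the monomials by a unitriangular matrix. They form a basis.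

Let $\lambda_1>m-s$, so that $b=\lambda_1+s-1\ge m$. Write $c_e=c_e^{X^{q^m}}(x_1,\dots,x_s)$. From $x_i^{q^m}=\sum_{e<s}c_ex_i^{q^e}$ we get $x_i^{q^b}=\sum_ec_e^{q^{b-m}}x_i^{q^{e+b-m}}$. Inserting this in the first column of the numerator gives $S_\lambda=\sum_ec_e^{q^{b-m}}d_e$, where $d_e$ is a quotient $\det(x_i^{q^{e_j}})/\Delta\in D_s$. So $S_\lambda\in\mathfrak c_{s,m}$.
\end{proof}

\section{Sums over subsets}\label{sec:eps}

In this section $\Lambda$ is a domain containing $\mathbb F_q$ and $W$ is a monic $q$-polynomial of degree $q^m$ over $\Lambda$, $m\ge0$. We generalize the sum $\varepsilon(u)$ of Section~\ref{sub:gl2}. For a finite index set $\mathcal N$ and $u\in\Lambda\otimes D_r$ put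
\[
\varepsilon^W_{r,\mathcal N}(u)=\sum_{I\subseteq\mathcal N,\ |I|=r}u(x_I)\prod_{i\in\mathcal N\setminus I}\frac{W(x_i)}{V(x_I,x_i)},\qquad\varepsilon^W_{r,n}=\varepsilon^W_{r,[n]} .
\]
The denominators are products of nonzero $\mathbb F_q$-linear forms $x_i+v$, $v\in\langle x_I\rangle$. We shall evaluate such sums term by term, using the following remark.

\medskip\noindent\textbf{Substitution rule.} Let $P\in\Lambda[x]$ equal a finite sum $\sum_\iota P_\iota/d_\iota$ with $P_\iota\in\Lambda[x]$ and $0\ne d_\iota\in\mathbb F_q[x]$. If $\theta$ is a homomorphism from $\Lambda[x]$ to a domain with $\theta(d_\iota)\ne0$ for all $\iota$, then $\theta(P)=\sum_\iota\theta(P_\iota)/\theta(d_\iota)$. (Multiply by $\prod_\iota d_\iota$ and apply $\theta$.) In particular, for a homomorphism of domains $\theta:\Lambda\to\Lambda'$, the polynomial $\varepsilon^W(u)$ maps to $\varepsilon^{\theta(W)}(\theta u)$, and the same holds for the flag sums of Section~\ref{sec:flag}. We refer to this case as \emph{specialization}.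

\begin{lemma}\label{lem:poly}
$\varepsilon^W_{r,\mathcal N}(u)$ is a polynomial over $\Lambda$.
\end{lemma}

\begin{proof}
Let $n=|\mathcal N|$. For $n<r$ the sum is empty, and for $n=r$ it is $u$. A nonzero $\mathbb F_q$-linear form $\ell$ is prime in $\Lambda[x]$, since $\Lambda[x]/(\ell)$ is a polynomial ring over $\Lambda$, and it divides no form that is not proportional to it. Say that a function has \emph{no pole along $\ell$} if it is a polynomial divided by a product of forms not proportional to $\ell$. It suffices to show that $\varepsilon=\varepsilon^W_{r,\mathcal N}(u)$ has no pole along any $\ell$. Indeed, write $\varepsilon=P/(\ell_1\cdots\ell_N)$ with $N$ minimal. If $N\ge1$ and $\varepsilon=P'/d'$ with $d'$ a product of forms not proportional to $\ell_1$, then $\ell_1\mid Pd'$, so $\ell_1\mid P$, against minimality.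

\emph{The case $n=r+1$.} Let $\mathcal N=[r+1]$ and $\hat x_i=x_{\mathcal N\setminus i}$. Then $\varepsilon=\sum_iu(\hat x_i)W(x_i)/V(\hat x_i,x_i)$, and the factors of $V(\hat x_i,x_i)$ are the forms whose $x_i$-coefficient is $1$; no two of them are proportional. Since $\varepsilon$ is symmetric, we may assume after scaling that $\ell=x_{r+1}-z$, $z=\sum_{i\le r}a_ix_i$. The term $i=r+1$ has the factor $\ell$ in its denominator. The term $i\le r$ has a factor proportional to $\ell$ if and only if $a_i\ne0$, and then the factor is $-a_i^{-1}\ell$. In each of these cases $\ell\notin\langle\hat x_i\rangle$, so modulo $\ell$ the tuple $\hat x_i$ becomes a basis of $U=\langle x_1,\dots,x_r\rangle$. Hence $u(\hat x_i)$ becomes $u(x_1,\dots,x_r)$ by $\mathrm{GL}_r$-invariance, the forms $x_i+v$ $(v\in\langle\hat x_i\rangle)$ run once through $U$, and the factors other than the multiple of $\ell$ have product $(-1)^rQ_{r,0}(x_1,\dots,x_r)$. Therefore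
\[
(\ell\,\varepsilon)|_{\ell=0}=\frac{u(x_1,\dots,x_r)}{(-1)^rQ_{r,0}(x_1,\dots,x_r)}\Big(W(z)-\sum_{i\le r}a_iW(x_i)\Big)=0
\]
by the linearity of $W$. Writing $\ell\varepsilon=P'/d'$ with $d'$ prime to $\ell$, we get $\ell\mid P'$, so there is no pole along $\ell$.

\emph{The case $n\ge r+2$.} For any $J\subseteq\mathcal N$ with $|J|=r+1$,
\[
\varepsilon^W_{r,\mathcal N}(u)=\sum_{i\in J}\frac{W(x_i)}{V(x_{J\setminus i},x_i)}\;\varepsilon^W_{r,\mathcal N\setminus i}(u).
\]
Indeed, the $I$-term of the left side occurs in the $i$-th summand for $i\in J\setminus I$, multiplied by $V(x_I,x_i)/V(x_{J\setminus i},x_i)$, and these factors add up to $1$ by \eqref{eq:one}. By induction on $n$ the $\varepsilon^W_{r,\mathcal N\setminus i}(u)$ are polynomials, so all denominators are products of forms in $\langle x_J\rangle$. A given form $\ell$ involves some $x_i$, and since $n-1\ge r+1$ we can choose $J$ not containing $i$. So there is no pole along $\ell$.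
\end{proof}

The sum $\varepsilon^W_{r,n}(u)$ is symmetric in the $x_i$, but as a polynomial it need not be $\mathrm{GL}_n$-invariant ($x_1^2x_2^2$ in Section~\ref{sub:gl2} is not). Its invariance modulo the $W(x_i)$ is hard to see by substituting into the fractions. At points of $\mathcal W^n$ it becomes the statement that the value depends only on the span of the coordinates. The difficulty there is that denominators vanish at points with dependent coordinates; we therefore substitute a basis first, and the remaining coordinates only after Lemma~\ref{lem:poly} has removed the denominators.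

\begin{lemma}\label{lem:inv}
The class of $\varepsilon^W_{r,n}(u)$ in $A_W(n)$ is $\mathrm{GL}_n$-invariant.
\end{lemma}

\begin{proof}
For $m=0$, $W=X$ and $A_W(n)=\Lambda$ with trivial action. Let $m\ge1$. By $\Lambda$-linearity in $u$ we may take $u\in D_r$, and by specialization we may take $W$ generic and use Lemma~\ref{lem:points}. We may assume $r\le n$. Let $a\in\mathcal W^n$, let $Y$ be the span of its entries, $d=\dim Y$, and let $(a_j)_{j\in J}$ be a basis of $Y$. Substitute $x_j=a_j$ for $j\in J$ and keep the other $x_i$ as indeterminates. No nonzero linear form goes to zero, so the substitution rule applies. The terms with $J\not\subseteq I$ contain a factor $W(a_j)=0$. In particular the value at $a$ is $0$ if $d>r$.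

Let $d\le r$ and $V_Y=V(a_J,X)=\prod_{v\in Y}(X+v)$. Since $W$ vanishes on $Y$, we have $W=W_Y\circ V_Y$ with a monic $q$-polynomial $W_Y$ over $\Omega$ that depends only on $Y$. Put $v_i=V_Y(x_i)$ for $i\notin J$; these are algebraically independent over $\Omega$, and $W(x_i)=W_Y(v_i)$. For $I=J\sqcup I''$, \eqref{eq:comp} gives $V(x_I,x_i)=V(v_{I''},v_i)$. Again by \eqref{eq:comp}, for $z=(z_1,\dots,z_{r-d})$,
\[
V((a_J,z),X)=\sum_l(-1)^{r-d-l}\,Q_{r-d,l}\big(V_Y(z_1),\dots,V_Y(z_{r-d})\big)\,V_Y(X)^{q^l}.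
\]
So each $Q_{r,i}(a_J,z)$ is an $\Omega$-linear combination of the $Q_{r-d,l}(V_Y(z_1),\dots,V_Y(z_{r-d}))$, with coefficients depending only on $Y$. Since $u$ is a polynomial in the $Q_{r,i}$, we get $u(x_I)=u_Y(v_{I''})$ with $u_Y\in\Omega\otimes D_{r-d}$ depending only on $u$ and $Y$. The substituted element is therefore $\varepsilon^{W_Y}_{r-d,[n]\setminus J}(u_Y)$ evaluated at the $v_i$, and by Lemma~\ref{lem:poly} over $\Omega$ it is a polynomial in the $v_i$. Now put $x_i=a_i$ for $i\notin J$; all $v_i$ become $0$. The value at $a$ is the constant term of $\varepsilon^{W_Y}_{r-d,n-d}(u_Y)$, which depends only on $Y$, $u$ and $n$. The entries of $a\sigma$ span the same space $Y$.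
\end{proof}

\begin{remark}\label{rem:values}
For $d=r$ the proof gives the value explicitly: $u_Y=u(a_J)$, and the constant term of $\prod_{i\notin J}W_Y(v_i)/v_i$ is $\omega^{n-r}$, where the coefficient $\omega$ of $X$ in $W_Y$ satisfies $w_0=\omega\cdot(-1)^rQ_{r,0}(a_J)$. So $\varepsilon^W_{r,n}(u)$ is supported on points of rank $\le r$, and at points of rank $r$ it is the function $Y\mapsto u(Y)$ times a nonzero factor.
\end{remark}

To pass to several blocks we let the coefficient $u$ depend on the $x_i$ as well. For $K=K(y;x)=\sum_au_a(y)x^a\in(\Lambda\otimes D_r(y))[x_1,\dots,x_n]$ put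
\[
\mathcal E^W_{r,n}(K)=\sum_{I\subseteq[n],\ |I|=r}K(x_I;x)\prod_{i\in[n]\setminus I}\frac{W(x_i)}{V(x_I,x_i)}=\sum_a\varepsilon^W_{r,n}(u_a)\,x^a\in\Lambda[x_1,\dots,x_n].
\]
The map $\mathcal E^W_{r,n}$ is $\Lambda[x]$-linear. The next lemma says that it induces an equivariant map from $A_{V(y,X)}(n)$, over $\Lambda\otimes D_r(y)$, to $A_W(n)$.

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(i)] $\mathcal E^W_{r,n}\big(V(y,x_j)\,\kappa\big)\in W(x_j)\Lambda[x]$ for $\kappa\in(\Lambda\otimes D_r(y))[x]$ and $j\in[n]$.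
\item[(ii)] If $\sigma\in\mathrm{GL}_n$ acts on $x$ and fixes $y$, then $\sigma\,\mathcal E^W_{r,n}(K)\equiv\mathcal E^W_{r,n}(\sigma K)$ modulo $(W(x_1),\dots,W(x_n))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The terms with $j\in I$ vanish. In the others $V(x_I,x_j)$ cancels, so with $\kappa=\sum_a\kappa_a(y)x^a$ the sum is $W(x_j)\sum_a\varepsilon^W_{r,[n]\setminus j}(\kappa_a)x^a$. Apply Lemma~\ref{lem:poly}. (ii) By Lemma~\ref{lem:inv}, $\sigma\mathcal E(K)=\sum_a\sigma(\varepsilon(u_a))\,\sigma(x^a)\equiv\sum_a\varepsilon(u_a)\,\sigma(x^a)=\mathcal E(\sigma K)$.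
\end{proof}

\section{Flag sums}\label{sec:flag}

\subsection{Definition and two recursions}
Let $\Lambda$ and $W$ be as in Section~\ref{sec:eps}, $\alpha=(n_1,\dots,n_k)$ with $n_i\ge0$, and $n=\nu_k$. For $\mathbf r=(r_1,\dots,r_k)$ with $r_i\ge0$ let
\[
D_{\mathbf r}=D_{r_1}(y^{(1)})\otimes\dots\otimes D_{r_k}(y^{(k)}).
\]
For $H\in\Lambda\otimes D_{\mathbf r}$ the \emph{flag sum} of \emph{type} $\mathbf r$ is
\[
b^W_\alpha(H)=\sum_{I_1,\dots,I_k}H(x_{I_1},\dots,x_{I_k})\ \prod_{i=1}^k\ \prod_{j\in(I_{i-1}\cup N_i)\setminus I_i}\frac{W(x_j)}{V(x_{I_i},x_j)},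
\]
summed over the chains with $I_0=\emptyset$, $I_i\subseteq I_{i-1}\cup N_i$ and $|I_i|=r_i$. In words: at stage $i$ the block $N_i$ joins the surviving indices $I_{i-1}$, exactly $r_i$ indices survive, and each discarded index $j$ contributes $W(x_j)/V(x_{I_i},x_j)$. Since $[\nu_i]=([\nu_{i-1}]\setminus I_{i-1})\sqcup(I_{i-1}\cup N_i)$, induction on $i$ shows that each index is discarded at most once:
\begin{equation}\label{eq:discard}
[\nu_i]\setminus I_i=\bigsqcup_{l\le i}\big((I_{l-1}\cup N_l)\setminus I_l\big).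
\end{equation}
We write $b^W_\alpha(f_1,\dots,f_k)=b^W_\alpha(f_1\otimes\dots\otimes f_k)$, and $b_{\alpha,m}$ for $b^W_\alpha$ with $W=X^{q^m}$ over $\mathbb F_q$. For $k=0$, $b^W_{()}(H)=H\in\Lambda$; for $k=1$, $b^W_{(n)}=\varepsilon^W_{r_1,n}$. The flag sum is $\Lambda$-linear in $H$. If $s_i>n_i$ for some $i$, there is no chain and $b^W_\alpha(H)=0$.

Splitting off $I_1$ in the definition gives the \emph{recursion on the first block}:
\begin{equation}\label{eq:first}
b^W_\alpha(f_1,\dots,f_k)=\sum_{\substack{I_1\subseteq[n_1]\\|I_1|=r_1}}f_1(x_{I_1})\prod_{j\in[n_1]\setminus I_1}\frac{W(x_j)}{V(x_{I_1},x_j)}\ \,b'(x_{I_1},x_{n_1+1},\dots,x_n),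
\end{equation}
where $b'=b^W_{(r_1+n_2,n_3,\dots,n_k)}(f_2,\dots,f_k)$, and $b'=1$ if $k=1$. It matches the recursion that defines $\mathcal B_m$, but it changes the composition in a way that depends on $I_1$ and does not display invariance. The recursion on the \emph{last} block does. It keeps the blocks and changes $W$ instead: in terms of flags, once $\mathcal W_k$ is chosen, the rest of the flag lives in $\mathcal W_k$, the root space of $V(y^{(k)},X)$.

\begin{proposition}\label{prop:b}
For every $H\in\Lambda\otimes D_{\mathbf r}$, $b^W_\alpha(H)$ is a polynomial over $\Lambda$ and its class in $A_W(n)$ is $\mathrm P_\alpha$-invariant. If $k\ge1$, $\alpha'=(n_1,\dots,n_{k-1})$, $n'=\nu_{k-1}$ and $y=y^{(k)}$, then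
\begin{equation}\label{eq:last}
b^W_\alpha(H)=\mathcal E^W_{r_k,n}\Big(b^{V(y,X)}_{\alpha'}(H)(x_1,\dots,x_{n'})\Big),
\end{equation}
where on the right $H$ is regarded as an element of $\Lambda'\otimes D_{(r_1,\dots,r_{k-1})}$ with $\Lambda'=\Lambda\otimes D_{r_k}(y)$, and $V(y,X)$ as a monic $q$-polynomial over the domain $\Lambda'$.
\end{proposition}

\begin{proof}
Induct on $k$, for all $\Lambda$ and $W$; the case $k=0$ is trivial. By induction $K=b^{V(y,X)}_{\alpha'}(H)$ lies in $\Lambda'[x_1,\dots,x_{n'}]$, so the right side of \eqref{eq:last} is defined and is a polynomial. By the substitution rule for $y\mapsto x_{I_k}$, it is a sum over $I_k\subseteq[n]$ with $|I_k|=r_k$ and over chains $(I_1,\dots,I_{k-1})$ of the terms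
\[
H(x_{I_1},\dots,x_{I_k})\ \prod_{i<k}\ \prod_{j\in(I_{i-1}\cup N_i)\setminus I_i}\frac{V(x_{I_k},x_j)}{V(x_{I_i},x_j)}\ \cdot\prod_{j\in[n]\setminus I_k}\frac{W(x_j)}{V(x_{I_k},x_j)} .
\]
By \eqref{eq:discard} the numerators of the first product multiply to $\prod_{j\in[n']\setminus I_{k-1}}V(x_{I_k},x_j)$. This vanishes if $I_k$ meets $[n']\setminus I_{k-1}$, that is, unless $I_k\subseteq I_{k-1}\cup N_k$. In the remaining case $[n]\setminus I_k=([n']\setminus I_{k-1})\sqcup((I_{k-1}\cup N_k)\setminus I_k)$, and for $j\in[n']\setminus I_{k-1}$ the factor $V(x_{I_k},x_j)$ cancels and leaves $W(x_j)$ in its place. The result is the term of $b^W_\alpha(H)$ for the chain $(I_1,\dots,I_k)$. This proves \eqref{eq:last} and polynomiality.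

Let $\sigma\in\mathrm P_\alpha$. It preserves $\langle x_1,\dots,x_{n'}\rangle$ and acts there through $\mathrm P_{\alpha'}$. By induction $\sigma K-K\in\sum_{j\le n'}V(y,x_j)\Lambda'[x]$. By Lemma~\ref{lem:E}, $\sigma\mathcal E(K)\equiv\mathcal E(\sigma K)\equiv\mathcal E(K)$ modulo the $W(x_j)$.
\end{proof}

\subsection{The members of $\mathcal B_m(\alpha)$ are flag sums}
First we compute the iterates of $\delta$. For any rational function $\psi(x_1,\dots,x_N)$ with $N\ge a-1$, and $b,j\ge0$,
\begin{equation}\label{eq:delta}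
\delta^j_{a;b}(\psi)=\sum_{\substack{I\subseteq[a-1+j]\\|I|=a-1}}\psi(x_I,x_{a+j},\dots,x_{N+j})\prod_{i\in[a-1+j]\setminus I}\frac{x_i^{q^b}}{V(x_I,x_i)} .
\end{equation}
For $j=0$ only $I=[a-1]$ occurs. Assume the formula for $j$ and apply $\delta_{a;b}$. In the $i$-th summand $(i\le a)$ the first $a-1+j$ arguments are the $x_l$, $l\in[a+j]\setminus i$, in increasing order, and the others are $x_{a+j+1},\dots,x_{N+j+1}$. So for $I\subseteq[a+j]$, $|I|=a-1$, the term $\psi(x_I,x_{a+j+1},\dots)\prod_{l\in[a+j]\setminus I}x_l^{q^b}/V(x_I,x_l)$ occurs with coefficient $\sum_{i\in[a]\setminus I}V(x_I,x_i)/V(x_{[a]\setminus i},x_i)$, which is $1$ by \eqref{eq:one}.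

For $f=S_\lambda\prod_lQ_{s,s-l}^{a_l}\in\nabla^{m'}_s$ we have $\Phi^jf=S_{(\lambda,0^j)}\prod_lQ_{s+j,s+j-l}^{a_l}$, a homogeneous element of $D_{s+j}$ by Lemma~\ref{lem:schur}(a).

\begin{proposition}\label{prop:ident}
Let $m\ge0$. The member of $\mathcal B_m(\alpha)$ with data \eqref{eq:data} is the flag sum of type $\mathbf r$
\begin{equation}\label{eq:family}
b_{\alpha,m}\big(f_1,\Phi^{r_1}f_2,\dots,\Phi^{r_{k-1}}f_k\big),\qquad\mathbf r\text{ admissible},\quad r_k\le m,\quad f_i\in\nabla^{m-r_{i-1}}_{s_i}.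
\end{equation}
\end{proposition}

\begin{proof}
Since the recursion applies $\Phi^s$ to the inner member, we prove more: if $g\in\mathcal B_m(n_1,\dots,n_k)$, $k\ge1$, has data \eqref{eq:data}, then for all $j\ge0$
\[
\Phi^jg=b_{(n_1+j,n_2,\dots,n_k),\,m+j}\big(\Phi^jf_1,\Phi^{j+r_1}f_2,\dots,\Phi^{j+r_{k-1}}f_k\big),\qquad\text{of type }(r_1+j,\dots,r_k+j).
\]
We have $g=\delta^{n_1-s_1}_{s_1+1;m}(f_1\cdot\Phi^{s_1}g')$ with $g'\in\mathcal B_{m-s_1}(n_2,\dots,n_k)$, so
\[
\Phi^jg=\delta^{n_1-s_1}_{s_1+j+1;\,m+j}\big(\Phi^jf_1\cdot\Phi^{j+s_1}g'\big).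
\]
If $k=1$, then $\Phi^{j+s_1}g'=1$. If $k\ge2$, then $g'$ has data $(s_2,f_2),\dots,(s_k,f_k)$ and partial sums $r_{i}-r_1$, so induction on $k$, with $m-s_1$ and $j+s_1$ in place of $m$ and $j$, gives $\Phi^{j+s_1}g'=b_{(n_2+r_1+j,n_3,\dots,n_k),\,m+j}(\Phi^{j+r_1}f_2,\dots,\Phi^{j+r_{k-1}}f_k)$, of type $(r_2+j,\dots,r_k+j)$. By \eqref{eq:delta} with $a-1=s_1+j$ and $n_1-s_1$ iterations, $\Phi^jg$ is the sum over $I_1\subseteq[n_1+j]$, $|I_1|=r_1+j$, of
\[
(\Phi^jf_1)(x_{I_1})\prod_{i\in[n_1+j]\setminus I_1}\frac{x_i^{q^{m+j}}}{V(x_{I_1},x_i)}\ (\Phi^{j+s_1}g')(x_{I_1},x_{n_1+j+1},\dots).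
\]
By \eqref{eq:first} this is the claimed flag sum. Take $j=0$.
\end{proof}

From now on $\mathcal B_m(\alpha)$ means the family \eqref{eq:family}, also for compositions with zero parts.

\begin{example}
Let $m=1$ and all $n_i\ge1$. The types are $\mathbf r=(0,\dots,0,1,\dots,1)$ with $l$ zeros, $0\le l\le k$, and all $f_i=1$. By \eqref{eq:first}, each leading zero contributes $\prod_{j\in N_i}x_j^{q-1}$. A flag sum $b(1,\dots,1)$ of type $(1,\dots,1)$ equals $1$: by \eqref{eq:first} and induction it is $\sum_i\prod_{j\ne i}Z_j/(Z_j-Z_i)$ over the first block, with $Z_j=x_j^{q-1}$, and this is the Lagrange interpolation of the constant $1$ evaluated at $0$. So $\mathcal B_1(\alpha)=\{\prod_{j\le\nu_l}x_j^{q-1}:0\le l\le k\}$, matching the $k+1$ orbits of $\mathrm P_\alpha$ on $\mathbb F_q^n$.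
\end{example}

\section{Flag sums span the invariants}\label{sec:span}

Let $N_m(\alpha)\subseteq\mathcal Q_m(n)$ be the span of the classes of all $b_{\alpha,m}(f_1,\dots,f_k)$ with $\mathbf r$ admissible for $\alpha$ and $f_i\in D_{r_i}$ arbitrary. We follow the pattern of Section~\ref{sec:two}: describe the invariants of the stabilizer $\mathrm P'$ of the line $\langle x_1\rangle$ through lowest coefficients, then sum over $\mathrm P_\alpha/\mathrm P'$. To recognize the resulting sums we need three facts about values of flag sums.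

\begin{lemma}\label{lem:values}
Let $m\ge1$, $W$ generic, $n_1\ge1$, $f_i\in D_{r_i}$.
\begin{enumerate}
\item[(i)] $b^W_\alpha(f_1,\dots,f_k)$ vanishes at every $a\in\mathcal W^n$ with $\dim\langle a_1,\dots,a_{n_1}\rangle>r_1$.
\item[(ii)] If $r_1<n_1$, then $b^W_\alpha(Q_{r_1,0}f_1,f_2,\dots,f_k)|_{x_{n_1}=0}=(-1)^{r_1}w_0\,b^W_{(n_1-1,n_2,\dots,n_k)}(f_1,\dots,f_k)$, the right side taken in the variables $x_i$, $i\ne n_1$.
\item[(iii)] If $r_1<n_1$, then $Q_{n_1,0}(x_1,\dots,x_{n_1})\,b^W_\alpha(f_1,\dots,f_k)=0$ in $A_W(n)$.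
\end{enumerate}
\end{lemma}

\begin{proof}
We use \eqref{eq:first}, in which $b'$ is a polynomial by Proposition~\ref{prop:b}.
(i) Choose $J\subseteq[n_1]$ with $|J|=r_1+1$ and $(a_j)_{j\in J}$ independent. Substitute $x_j=a_j$ for $j\in J$ only. No denominator vanishes, and since $|I_1|<|J|$ every term contains a factor $W(a_j)=0$. So the polynomial vanishes already after this partial substitution.
(ii) In a term with $n_1\in I_1$ the denominators become $V(x_{I_1\setminus n_1},x_j)^q\ne0$, and $Q_{r_1,0}(x_{I_1})$ becomes $0$. In a term with $n_1\notin I_1$, the variable $x_{n_1}$ occurs only in $W(x_{n_1})/V(x_{I_1},x_{n_1})$; after cancelling $x_{n_1}$ this becomes $w_0/\big((-1)^{r_1}Q_{r_1,0}(x_{I_1})\big)$. The factor $Q_{r_1,0}(x_{I_1})$ cancels, and \eqref{eq:first} for $(n_1-1,n_2,\dots,n_k)$ gives the claim.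
(iii) At a point with $a_1,\dots,a_{n_1}$ independent the flag sum vanishes by (i); at any other point $Q_{n_1,0}=L_{n_1}^{q-1}$ vanishes.
\end{proof}

\begin{proposition}\label{prop:span}
$\mathcal Q_m(n)^{\mathrm P_\alpha}=N_m(\alpha)$ for all $m\ge0$ and all $\alpha$.
\end{proposition}

\begin{proof}
The inclusion $\supseteq$ is Proposition~\ref{prop:b}. If $m=0$ or $n=0$, then $\mathcal Q_m(n)=\mathbb F_q$, and $1=b_{\alpha,m}(1,\dots,1)$ for the type $r_i=\nu_i$, where the only chain is $I_i=[\nu_i]$. We induct on $n$, for all $m\ge0$ and all $\alpha$ with sum $n$. Let $m,n\ge1$. A first part $n_1=0$ forces $r_1=0$ and can be deleted without changing $\mathrm P_\alpha$ or $N_m(\alpha)$, so let $n_1\ge1$. Put $\mathrm P=\mathrm P_\alpha$ and $\alpha^-=(n_1-1,n_2,\dots,n_k)$. Let $\mathrm P''=\mathrm P_{\alpha^-}$ act on $x_2,\dots,x_n$, and let $\mathrm P'=\mathrm P_{1,n_1-1,n_2,\dots,n_k}$ be the stabilizer of $\langle x_1\rangle$ in $\mathrm P$. Below, $f=(f_1,\dots,f_k)$ is a tuple with $f_i\in D_{r_i}$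 and $\mathbf r$ admissible for $\alpha^-$, and flag sums for $\alpha^-$ are taken in $x_2,\dots,x_n$.

\medskip\noindent\emph{Step 1: lifting $q$-th powers.} Put $\phi f=(\phi f_1,\dots,\phi f_k)$. Its type $(r_1+1,\dots,r_k+1)$ is admissible for $\alpha$, so $b_{\alpha,m}(\phi f)\in N_m(\alpha)$. We claim
\begin{equation}\label{eq:restrict}
b_{\alpha,m}(\phi f)|_{x_1=0}=b_{\alpha^-,m-1}(f)^q .
\end{equation}
In every term the index $1$ is discarded at most once, and a denominator $V(x_{I_i},x_j)$ with $j\ne1$ stays nonzero at $x_1=0$. If $1\notin I_i$ with $i$ minimal, then $1$ is discarded at stage $i$, and the factor $x_1^{q^m}/V(x_{I_i},x_1)$ vanishes at $x_1=0$, because $x_1$ divides the denominator only once and $q^m\ge2$. The chains with $1\in I_i$ for all $i$ correspond to the chains $(I_i\setminus1)$ for $\alpha^-$, with the same discarded indices. Since $(\phi f_i)(x_{I_i})|_{x_1=0}=f_i(x_{I_i\setminus1})^q$, $V(x_{I_i},x_j)|_{x_1=0}=V(x_{I_i\setminus1},x_j)^q$ and $x_j^{q^m}=(x_j^{q^{m-1}})^q$, their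 terms are the $q$-th powers of the terms of $b_{\alpha^-,m-1}(f)$.

\medskip\noindent\emph{Step 2: the $\mathrm P'$-invariants.} We claim that $\mathcal Q_m(n)^{\mathrm P'}$ is spanned by the elements
\begin{enumerate}
\item[(A)] $x_1^{q^m-1}\,b_{\alpha^-,m}(f)$,
\item[(B)] $x_1^d\,b_{\alpha,m}(\phi f)$ with $(q-1)\mid d$ and $0\le d<q^m-1$.
\end{enumerate}
They are $\mathrm P'$-invariant. An element $\sigma\in\mathrm P'$ has the form $\sigma x_1=cx_1$, $\sigma x_j=\tau x_j+c_jx_1$ $(j\ge2)$ with $\tau\in\mathrm P''$. It fixes $x_1^d$ for $(q-1)\mid d$, which settles (B). For (A), with $g=b_{\alpha^-,m}(f)$, we have $\sigma g\equiv\tau g\bmod x_1$ and $\tau g\equiv g\bmod(x_2^{q^m},\dots,x_n^{q^m})$, and $x_1\cdot x_1^{q^m-1}=0$.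

Let $0\ne a=\sum_dx_1^da_d$ be $\mathrm P'$-invariant. The group $\mathrm P''$, fixing $x_1$, lies in $\mathrm P'$, so $a_d\in\mathcal Q_m(n-1)^{\mathrm P''}$. The substitutions of Lemma~\ref{lem:lowest} lie in $\mathrm P'$. Let $d$ be minimal with $a_d\ne0$; then $(q-1)\mid d$. If $d=q^m-1$, then $a=x_1^{q^m-1}a_d$ with $a_d\in N_m(\alpha^-)$ by induction, so $a$ is a combination of elements (A). Otherwise $a_d=\gamma^q$ with $\gamma\in\mathcal Q_{m-1}(n-1)$. Since $\gamma\mapsto\gamma^q$ is injective and equivariant, $\gamma$ is $\mathrm P''$-invariant, and by induction $\gamma=\sum_fc_f\,b_{\alpha^-,m-1}(f)$ with $c_f\in\mathbb F_q$. By \eqref{eq:restrict}, $a-\sum_fc_f\,x_1^d\,b_{\alpha,m}(\phi f)$ is an invariant that is divisible by $x_1^{d+1}$. Repeating finitely often proves the claim.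

\medskip\noindent\emph{Step 3: summing over cosets.} Let $\operatorname{tr}(a)=\sum_{\sigma\in\mathrm P/\mathrm P'}\sigma a$, a well-defined map $\mathcal Q_m(n)^{\mathrm P'}\to\mathcal Q_m(n)^{\mathrm P}$. The cosets correspond to the lines of $U_1=\langle x_1,\dots,x_{n_1}\rangle$ by $\sigma\mapsto\langle\sigma x_1\rangle$. Their number $1+q+\dots+q^{n_1-1}$ is $\equiv1\pmod p$, so $\operatorname{tr}$ is the identity on $\mathrm P$-invariants, and it is surjective. This congruence is what allows an averaging argument although $p$ may divide $|\mathrm P|$. It remains to show that $\operatorname{tr}$ maps the elements (A) and (B) into $N_m(\alpha)$.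

\emph{Elements} (B). Let $G=b_{\alpha,m}(\phi f)$, which is $\mathrm P$-invariant. For $d=0$, $\operatorname{tr}(G)=G$. For $d>0$, $\operatorname{tr}(x_1^dG)=\pi G$ with $\pi=\sum_\ell\ell^d$, one vector $\ell$ on each line of $U_1$. Since $c^d=1$ for $c\in\mathbb F_q^\times$ and $q-1=-1$ in $\mathbb F_q$, we have $\pi=-\sum_{v\in U_1}v^d\in D_{n_1}$. Setting $x_{n_1}=0$ repeats each summand $q$ times, so the restriction of $\pi$ is $0$ and $\pi\in Q_{n_1,0}D_{n_1}$. If $r_1+1<n_1$, then $\pi G=0$ by Lemma~\ref{lem:values}(iii) for the tuple $\phi f$, specialized at $w_i\mapsto0$. If $r_1+1=n_1$, then $I_1=[n_1]$ in every chain, and $\pi G=b_{\alpha,m}(\pi\,\phi f_1,\phi f_2,\dots,\phi f_k)\in N_m(\alpha)$.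

\emph{Elements} (A). Here $r_1\le n_1-1$ and $\mathbf r$ is also admissible for $\alpha$. We claim
\[
\operatorname{tr}\big(x_1^{q^m-1}\,b_{\alpha^-,m}(f)\big)=(-1)^{r_1}\,b_{\alpha,m}(Q_{r_1,0}f_1,f_2,\dots,f_k)\in N_m(\alpha).
\]
Let $W$ be generic and $g=b^W_{\alpha^-}(f)(x_2,\dots,x_n)$. The polynomial $W(X)/X$ specializes to $X^{q^m-1}$, so it suffices to prove in $A_W(n)$ that
\begin{equation}\label{eq:trA}
\sum_{\sigma\in\mathrm P/\mathrm P'}\sigma\Big(\frac{W(x_1)}{x_1}\,g\Big)=(-1)^{r_1}\,b^W_\alpha(Q_{r_1,0}f_1,f_2,\dots,f_k).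
\end{equation}
The element $\frac{W(x_1)}{x_1}g$ is $\mathrm P'$-invariant by the argument of Step~2, because $W(X)/X$ is a polynomial in $X^{q-1}$ and $x_1\cdot\frac{W(x_1)}{x_1}=0$ in $A_W(n)$. So both sides are $\mathrm P$-invariant functions on $\mathcal W^n$. The function $W(X)/X$ takes the value $w_0$ at $0$ and vanishes on $\mathcal W\setminus0$. Hence at $a\in\mathcal W^n$ only the cosets with $(\sigma x_1)(a)=0$ contribute on the left.

If $a_1,\dots,a_{n_1}$ are independent, no coset contributes, and the right side is $0$ by Lemma~\ref{lem:values}(i). Otherwise, moving $a$ by $\mathrm{GL}_{n_1}\subseteq\mathrm P$, we may assume that $a_1,\dots,a_d$ are independent and $a_{d+1}=\dots=a_{n_1}=0$ with $d<n_1$. The contributing lines are those in $U=\langle x_{d+1},\dots,x_{n_1}\rangle$. For such a line choose the representative $\sigma$ that fixes $x_{n_1+1},\dots,x_n$, with $\sigma x_1$ spanning the line, $(\sigma x_2,\dots,\sigma x_{d+1})=(x_1,\dots,x_d)$, and $\sigma x_{d+2},\dots,\sigma x_{n_1}$ completing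 $\sigma x_1$ to a basis of $U$. Its contribution is
\[
w_0\,g(a_1,\dots,a_d,0,\dots,0,a_{n_1+1},\dots,a_n)\qquad(n_1-1-d\text{ zeros}),
\]
the same for all lines in $U$. The number of these lines is $\equiv1\pmod p$, so this is the value of the left side. Since $a_{n_1}=0$, Lemma~\ref{lem:values}(ii) shows that it is also the value of the right side of \eqref{eq:trA}.
\end{proof}

\section{Reduction to the prescribed coefficients}\label{sec:reduce}

\begin{proposition}\label{prop:reduce}
$\mathcal Q_m(n)^{\mathrm P_\alpha}=\operatorname{span}\mathcal B_m(\alpha)$ for all $m\ge0$ and all $\alpha$.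
\end{proposition}

Fix $\alpha=(n_1,\dots,n_k)$ and $m$. For admissible $\mathbf r$ let $\beta_{\mathbf r}:D_{\mathbf r}\to\mathcal Q_m(n)$, $H\mapsto b_{\alpha,m}(H)$. Proposition~\ref{prop:span} says that the invariants are $\sum_{\mathbf r}\operatorname{im}\beta_{\mathbf r}$. By Remark~\ref{rem:values} one expects $\beta_{\mathbf r}(H)$ to depend, up to terms of smaller type, only on the ``values of $H$ on flags in $\mathcal W$''. The equations that force $\langle y^{(1)}\rangle\subseteq\dots\subseteq\langle y^{(k)}\rangle\subseteq\mathcal W$ are the vanishing of remainders. Put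
\[
F_i=V(y^{(i)},X)\quad(1\le i\le k),\qquad F_{k+1}=X^{q^m},
\]
and let $\mathfrak c_{\mathbf r}\subseteq D_{\mathbf r}$ be the ideal generated by the coefficients $c_e^{F_{l+1}}(y^{(l)})$, $1\le l\le k$, $0\le e<r_l$, of the remainders of $F_{l+1}$ by $F_l$. Order the admissible sequences totally by $\mathbf r'\prec\mathbf r$ if $r'_l<r_l$ at the largest $l$ with $r'_l\ne r_l$. We shall prove that $\beta_{\mathbf r}$ maps $\mathfrak c_{\mathbf r}$ into the images of smaller types (Lemma~\ref{lem:ideal}) and that the tensors in \eqref{eq:family} span $D_{\mathbf r}/\mathfrak c_{\mathbf r}$ (Lemma~\ref{lem:quot}).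

\begin{example}
Formula \eqref{eq:drop2} is the case $\alpha=(2)$, $\mathbf r=(1)$. For a relation between two steps take $\alpha=(1,1)$, $\mathbf r=(1,1)$, and let $Z^{(i)}$ generate $D_1(y^{(i)})$. The remainder of $F_2=X^q-Z^{(2)}X$ by $F_1=X^q-Z^{(1)}X$ is $(Z^{(1)}-Z^{(2)})X$. For $H=(Z^{(1)}-Z^{(2)})(Z^{(1)})^a(Z^{(2)})^c$ the chain $I_1=I_2=\{1\}$ contributes $0$, and the chain $I_1=\{1\}$, $I_2=\{2\}$ contributes $(Z_1-Z_2)Z_1^aZ_2^c\cdot Z_1^M/(Z_1-Z_2)=Z_1^{M+a}Z_2^c$. In $\mathcal Q_m(2)$ this is $0$ for $a>0$, and for $a=0$ it is the flag sum $b_{\alpha,m}(1,Z^c)$ of type $(0,1)\prec(1,1)$.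
\end{example}

We prove Proposition~\ref{prop:reduce} by induction on the number $k$ of blocks. Because \eqref{eq:last} involves flag sums for $W=V(y,X)$ over a Dickson algebra, the induction hypothesis, which concerns $X^{q^{m}}$ over $\mathbb F_q$, has to be lifted to such $W$. For a graded ring $\Lambda=\bigoplus_{d\ge0}\Lambda^d$ write $\Lambda^{\ge d}=\bigoplus_{d'\ge d}\Lambda^{d'}$ and $\Lambda^+=\Lambda^{\ge1}$.

\begin{lemma}\label{lem:lift}
Let $\Lambda$ be a graded domain with $\Lambda^0=\mathbb F_q$, and $W=X^{q^m}+\sum_{i<m}w_iX^{q^i}$ with $w_i\in\Lambda^{q^m-q^i}$. Let $\mathcal S$ be a set of tuples $f=(f_1,\dots,f_k)$ of homogeneous Dickson invariants. If the $b_{\alpha,m}(f)$, $f\in\mathcal S$, span $\mathcal Q_m(n)^{\mathrm P_\alpha}$, then the $b^W_\alpha(f)$, $f\in\mathcal S$, span $A_W(n)^{\mathrm P_\alpha}$ over $\Lambda$.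
\end{lemma}

\begin{proof}
With $\deg x_i=1$ the elements $W(x_i)$ are homogeneous, so $A=A_W(n)$ is graded, the group preserves degrees, and the homogeneous components of an invariant are invariant. Put $A_{(d)}=\Lambda^{\ge d}A$. These submodules are $\mathrm P_\alpha$-stable, and since $A$ is free over $\Lambda$, multiplication gives an equivariant isomorphism $\Lambda^d\otimes\mathcal Q_m(n)=\Lambda^d\otimes A/\Lambda^+A\cong A_{(d)}/A_{(d+1)}$. Let $a\in A_{(d)}$ be invariant and homogeneous of degree $D$. Its class is invariant, so it lies in $\Lambda^d\otimes\mathcal Q_m(n)^{\mathrm P_\alpha}$ (expand in a basis of $\Lambda^d$), in degree $D-d$ of the second factor. It is therefore $\sum_fz_f\otimes b_{\alpha,m}(f)$ with $z_f\in\Lambda^d$, where only $f$ with $\deg b_{\alpha,m}(f)=D-d$ occur. The element $b^W_\alpha(f)$ is invariant, homogeneous of the same degree, and specializes to $b_{\alpha,m}(f)$ modulo $\Lambda^+$. So $a-\sum_fz_fb^W_\alpha(f)$ is an invariant of degree $D$ in $A_{(d+1)}$. Start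 with $d=0$; the process stops since $A_{(D+1)}$ is zero in degree $D$.
\end{proof}

The next lemma is the heart of the reduction: a remainder coefficient in the last slot lowers the last entry of the type by one.

\begin{lemma}\label{lem:drop}
Let $l\ge1$, $\alpha=(n_1,\dots,n_l)$, $\alpha'=(n_1,\dots,n_{l-1})$, $n=\nu_l$, $n'=\nu_{l-1}$, and assume that Proposition~\ref{prop:reduce} holds for $\alpha'$ and all exponents. Let $\mathbf r$ be admissible for $\alpha$ with $r:=r_l\ge1$, let $f_i\in D_{r_i}$, let $W$ be a monic $q$-polynomial over a domain $\Lambda$, and let $0\le e<r$. Then in $A_W(n)$ the element $b^W_\alpha(f_1\otimes\dots\otimes f_{l-1}\otimes c^W_ef_l)$ is a finite sum of elements $b^W_\alpha(f'_1,\dots,f'_l)$ with $f'_i\in D_{r'_i}$, $\mathbf r'$ admissible and $r'_l=r-1$.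
\end{lemma}

\begin{proof}
By \eqref{eq:last} the element is $\mathcal E^W_{r,n}(c^W_e(y)K)$ with
\[
K=f_l(y)\,b^{V(y,X)}_{\alpha'}(f_1,\dots,f_{l-1})\in D_r(y)[x_1,\dots,x_{n'}].
\]
Formula \eqref{eq:rem} writes $c^W_e$ as a sum in which one of the $r$ variables is singled out and carries exactly the factor of a discarded index. So we regroup the sum over $r$-sets $I$ as a sum over $(r-1)$-sets $I'$, and we need to know how $K$ depends on the singled-out variable.

\emph{Step 1: isolating one variable.} Let $y'=(y_1,\dots,y_{r-1})$ and let $Z$ be an indeterminate. Let $\eta:D_r(y)\to D_{r-1}(y')[Z]$ be the homomorphism $Q_{r,i}\mapsto Q_{r-1,i-1}(y')^q+ZQ_{r-1,i}(y')$. It sends $V(y,X)$ to $V_Z(X)=V(y',X)^q-ZV(y',X)$. By specialization,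
\[
\eta(K)=\eta(f_l)\,b^{V_Z}_{\alpha'}(f_1,\dots,f_{l-1})=\sum_aK_a(y';x)Z^a,\qquad K_a\in D_{r-1}(y')[x_1,\dots,x_{n'}].
\]
By \eqref{eq:rec}, following $\eta$ by $Z\mapsto V(y',z)^{q-1}$ gives the inclusion $D_r(y',z)\subseteq\mathbb F_q[y',z]$. Fix $I'\subseteq[n]$ with $|I'|=r-1$, and put $v_j=V(x_{I'},x_j)$, $Z_j=v_j^{q-1}$ for $j\in[n]$. Then for $i,j\notin I'$
\[
K(x_{I'},x_i;x)=\sum_aK_a(x_{I'};x)Z_i^a,\qquad V((x_{I'},x_i),x_j)=v_j(Z_j-Z_i).
\]

\emph{Step 2: summing over the isolated variable.} Insert \eqref{eq:rem} with $y=x_I$ and write $I=I'\sqcup\{i\}$: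
\[
\mathcal E^W_{r,n}(c^W_eK)=(-1)^{r-1-e}\sum_{|I'|=r-1}Q_{r-1,e}(x_{I'})\prod_{j\notin I'}\frac{W(x_j)}{v_j}\ \sum_aK_a(x_{I'};x)\sum_{i\notin I'}\frac{Z_i^a}{\prod_{j\notin I'\cup i}(Z_j-Z_i)} .
\]
For distinct $T_1,\dots,T_N$, $N\ge1$, expand the partial fraction decomposition
\[
\prod_j\frac1{T-T_j}=\sum_i\frac1{(T-T_i)\prod_{j\ne i}(T_i-T_j)}
\]
in powers of $T^{-1}$. The coefficient of $T^{-a-1}$ gives $\sum_iT_i^a/\prod_{j\ne i}(T_i-T_j)=h_{a-N+1}(T_1,\dots,T_N)$. Admissibility gives $r\le n$, so there are $N=n-r+1\ge1$ indices outside $I'$, and the inner sum is $(-1)^{n-r}h_{a-n+r}(Z_j:j\notin I')$. Since $Z_j=0$ for $j\in I'$, this equals $(-1)^{n-r}h_{a-n+r}(Z_1,\dots,Z_n)$, an expression that depends on $I'$ only through the substitution $y'=x_{I'}$. Thus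
\[
\mathcal E^W_{r,n}(c^W_eK)=(-1)^{n-1-e}\,\mathcal E^W_{r-1,n}\Big(\sum_aQ_{r-1,e}(y')\,K_a(y';x)\,h_{a-n+r}\big(V(y',x_1)^{q-1},\dots,V(y',x_n)^{q-1}\big)\Big).
\]
The terms with $a<n-r$ are zero. For $a>n-r$ the factor $h_{a-n+r}$ lies in the ideal generated by the $V(y',x_j)$, so by Lemma~\ref{lem:E}(i) these terms vanish in $A_W(n)$. The element is therefore $(-1)^{n-1-e}\mathcal E^W_{r-1,n}(Q_{r-1,e}K_{n-r})$.

\emph{Step 3: recognizing $K_{n-r}$.} The coefficient $K_{n-r}$ is not visibly a combination of flag sums; we show that it is invariant and use the induction hypothesis. By Proposition~\ref{prop:b} over $D_{r-1}(y')[Z]$, for $\sigma\in\mathrm P_{\alpha'}$ the polynomial $\sum_a(\sigma K_a-K_a)Z^a$ lies in the ideal generated by the $V_Z(x_j)$, $j\le n'$. Each $V_Z(x_j)$ is a multiple of $V(y',x_j)$, which does not involve $Z$. Comparing coefficients of $Z^a$, every $K_a$ defines a $\mathrm P_{\alpha'}$-invariant element of $A_{V(y',X)}(n')$ over $D_{r-1}(y')$. Apply Proposition~\ref{prop:reduce}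 to $\alpha'$ with exponent $r-1$, and Lemma~\ref{lem:lift} to the graded domain $D_{r-1}(y')$ and the $q$-polynomial $V(y',X)$, whose coefficients have the required degrees $q^{r-1}-q^i$. Modulo the $V(y',x_j)$, $j\le n'$,
\[
K_{n-r}\equiv\sum_{f'}z_{f'}(y')\,b^{V(y',X)}_{\alpha'}(f'_1,\dots,f'_{l-1}),\qquad z_{f'}\in D_{r-1}(y'),
\]
with types $(r'_1,\dots,r'_{l-1})$ admissible for $\alpha'$ and $r'_{l-1}\le r-1$, by the bound on the last entry in \eqref{eq:family}. By Lemma~\ref{lem:E}(i) and \eqref{eq:last} the element equals $\sum_{f'}b^W_\alpha(f'_1,\dots,f'_{l-1},\pm Q_{r-1,e}z_{f'})$ in $A_W(n)$, with last type entry $r'_l=r-1\ge r'_{l-1}$. The summands with $r'_l-r'_{l-1}>n_l$ are zero, and the others have admissible type.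
\end{proof}

The inequality $r'_{l-1}\le r-1$ is the point where Proposition~\ref{prop:span} alone would not suffice: it allows last entries larger than the exponent, and then $\mathbf r'$ could fail to be nondecreasing.

\begin{lemma}\label{lem:ideal}
Assume that Proposition~\ref{prop:reduce} holds for all compositions with fewer than $k$ blocks and all exponents. Then $\beta_{\mathbf r}(\mathfrak c_{\mathbf r})\subseteq\sum_{\mathbf r'\prec\mathbf r}\operatorname{im}\beta_{\mathbf r'}$ for every admissible $\mathbf r$.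
\end{lemma}

\begin{proof}
By linearity it suffices to treat $H=c^{F_{l+1}}_e(y^{(l)})\cdot(f_1\otimes\dots\otimes f_k)$ with $1\le l\le k$, $0\le e<r_l$. We apply Lemma~\ref{lem:drop} to the first $l$ blocks and carry the result through the remaining blocks by \eqref{eq:last}. For $l\le i\le k$ put $R_i=D_{r_{i+1}}(y^{(i+1)})\otimes\dots\otimes D_{r_k}(y^{(k)})$, with $R_k=\mathbb F_q$, and $\alpha_i=(n_1,\dots,n_i)$. The polynomial $F_{i+1}$ is a monic $q$-polynomial over the domain $R_i$. Let
\[
\Xi_i=b^{F_{i+1}}_{\alpha_i}(H)\in R_i[x_1,\dots,x_{\nu_i}],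
\]
with $H$ regarded in $R_i\otimes D_{(r_1,\dots,r_i)}$. Then $\Xi_k$ represents $\beta_{\mathbf r}(H)$, and \eqref{eq:last} over $R_{i+1}$ with $y=y^{(i+1)}$ gives $\Xi_{i+1}=\mathcal E^{F_{i+2}}_{r_{i+1},\nu_{i+1}}(\Xi_i)$ for $i<k$.

Apply Lemma~\ref{lem:drop} to $\alpha_l$ over $R_l$ with $W=F_{l+1}$ (it needs Proposition~\ref{prop:reduce} for $l-1<k$ blocks), and multiply by $f_{l+1}\otimes\dots\otimes f_k\in R_l$. This gives elements $H_{\mathbf r'}\in D_{(r'_1,\dots,r'_l)}\otimes R_l$, indexed by sequences $\mathbf r'=(r'_1,\dots,r'_l)$ admissible for $\alpha_l$ with $r'_l=r_l-1$, such that for $i=l$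
\[
\Xi_i\equiv\sum_{\mathbf r'}b^{F_{i+1}}_{\alpha_i}(H_{\mathbf r'})\quad\text{modulo the ideal of }R_i[x]\text{ generated by the }F_{i+1}(x_j),\ j\le\nu_i .
\]
Suppose this holds for some $i<k$. Since $F_{i+1}(x_j)=V(y^{(i+1)},x_j)$, applying $\mathcal E^{F_{i+2}}_{r_{i+1},\nu_{i+1}}$ and using Lemma~\ref{lem:E}(i) and \eqref{eq:last} gives the same congruence for $i+1$. For $i=k$ we obtain $\beta_{\mathbf r}(H)=\sum_{\mathbf r'}b_{\alpha,m}(H_{\mathbf r'})$ in $\mathcal Q_m(n)$, with types $(r'_1,\dots,r'_{l-1},r_l-1,r_{l+1},\dots,r_k)$. If $l<k$ and $r_{l+1}-(r_l-1)>n_{l+1}$, these flag sums are $0$. Otherwise the types are admissible, and they are $\prec\mathbf r$ because they agree with $\mathbf r$ beyond position $l$ and are smaller at position $l$.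
\end{proof}

We recall the \emph{graded Nakayama lemma}. Let $B=\bigoplus_{d\ge0}B^d$ be a graded ring with $B^0=\mathbb F_q$ and $E=\bigoplus_{d\ge0}E^d$ a graded $B$-module. Homogeneous elements whose images span $E/B^+E$ over $\mathbb F_q$ generate $E$ over $B$. (Induct on the degree: a homogeneous element is a combination of the given ones plus a sum of products $ba$ with $b\in B^+$ and $a$ of smaller degree.)

\begin{lemma}\label{lem:quot}
Let $\mathbf r$ be admissible. If $r_k>m$, then $\mathfrak c_{\mathbf r}=D_{\mathbf r}$. If $r_k\le m$, then $D_{\mathbf r}/\mathfrak c_{\mathbf r}$ is spanned by the classes of $f_1\otimes\Phi^{r_1}f_2\otimes\dots\otimes\Phi^{r_{k-1}}f_k$, $f_i\in\nabla^{m-r_{i-1}}_{s_i}$.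
\end{lemma}

\begin{proof}
If $r_k>m$, the remainder of $X^{q^m}$ by $F_k$ is $X^{q^m}$, so $1\in\mathfrak c_{\mathbf r}$. Let $r_k\le m$ and $C=D_{\mathbf r}/\mathfrak c_{\mathbf r}$. Grade $D_{\mathbf r}$ by $\deg Q_{r_i,b}(y^{(i)})=q^{r_i}-q^b$. With $\deg X=1$ each $F_i$ is homogeneous, so the generators $c_e^{F_{l+1}}$ are homogeneous of degree $\deg F_{l+1}-q^e$, which is positive since $e<r_l$ and $r_1\le\dots\le r_k\le m$. Thus $C$ is graded with $C^0=\mathbb F_q$. Let $C_i$ be the image of $D_{r_1}\otimes\dots\otimes D_{r_i}$ in $C$, with $C_0=\mathbb F_q$, and put $F_0=X$. We view $C$ as a tower $C_0\subseteq C_1\subseteq\dots\subseteq C_k=C$ and show that the ``fiber'' $J_i=C_i/C_{i-1}^+C_i$ is a quotient of $D_{s_i}/\mathfrak c_{s_i,m-r_{i-1}}$.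

Over $C$ all the remainders vanish. So $F_i=E_i\circ F_{i-1}$ for $1\le i\le k$, with $E_i=\sum_{a\le s_i}(-1)^{s_i-a}e_aX^{q^a}$ monic of degree $q^{s_i}$ and $e_a\in C_i$, and $X^{q^m}=G_k\circ F_k$. Put $G_{i-1}=G_i\circ E_i$; then $X^{q^m}=G_i\circ F_i$ for $0\le i\le k$. By uniqueness of division, $G_i$ is the quotient of $X^{q^m}$ by $F_i$, so its coefficients lie in $C_i$. Fix $i\ge1$ and let $m'=m-r_{i-1}$. Then $G_{i-1}=X^{q^{m'}}+\sum_{a<m'}g_aX^{q^a}$ with $g_a\in C_{i-1}$ homogeneous of degree $q^m-q^{a+r_{i-1}}>0$.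

The coefficients of $F_i=E_i\circ F_{i-1}$ are polynomials in the $e_a$ over $C_{i-1}$, so the $e_a$, $a<s_i$, generate $C_i$ as a $C_{i-1}$-algebra and $J_i$ as an $\mathbb F_q$-algebra. Hence $\rho:D_{s_i}\to J_i$, $Q_{s_i,a}\mapsto e_a$, is surjective, and it sends $V(x_1,\dots,x_{s_i},X)$ to $E_i$. Over $J_i$ the $g_a$ vanish, so $G_{i-1}=G_i\circ E_i$ becomes $X^{q^{m'}}=G_i\circ E_i$: the remainder of $X^{q^{m'}}$ by $E_i$ is $0$. Since division commutes with $\rho$, we get $\rho(\mathfrak c_{s_i,m'})=0$. As $r_i\le m$, we have $s_i\le m'$, and Lemma~\ref{lem:schur}(b) shows that $J_i$ is spanned by $\rho(\nabla^{m'}_{s_i})$.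

It remains to lift $\rho(f)$ to $C_i$. Over $J_i$ we have $F_{i-1}=X^{q^{r_{i-1}}}$, so $F_i=\sum_a(-1)^{s_i-a}e_aX^{q^{a+r_{i-1}}}$. Comparing with $F_i=\sum_b(-1)^{r_i-b}Q_{r_i,b}(y^{(i)})X^{q^b}$, the map $D_{r_i}(y^{(i)})\to J_i$ sends $Q_{r_i,b}$ to $0$ for $b<r_{i-1}$ and $Q_{r_i,r_{i-1}+a}$ to $e_a$. So it sends $\phi^{r_{i-1}}f$ to $\rho(f)$ for $f\in D_{s_i}$. For $f\in\nabla^{m'}_{s_i}$, Lemma~\ref{lem:schur}(a) gives $\Phi^{r_{i-1}}f\equiv\phi^{r_{i-1}}f$ modulo $(Q_{r_i,b}:b<r_{i-1})$, so $\Phi^{r_{i-1}}f$ also maps to $\rho(f)$. By graded Nakayama, $C_i=\sum_fC_{i-1}\cdot\Phi^{r_{i-1}}f$ over $f\in\nabla^{m'}_{s_i}$. Induction on $i$ gives the lemma.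
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reduce}]
Induct on $k$; for $k=0$ both sides are $\mathbb F_q$. Let $k\ge1$. The inclusion $\supseteq$ is Proposition~\ref{prop:b}. By Proposition~\ref{prop:span} it suffices to show $\operatorname{im}\beta_{\mathbf r}\subseteq\operatorname{span}\mathcal B_m(\alpha)$ for each of the finitely many admissible $\mathbf r$, and we induct along $\prec$. By Lemma~\ref{lem:quot} every $H\in D_{\mathbf r}$ is $H_0+H_1$ with $H_1\in\mathfrak c_{\mathbf r}$ and $H_0$ a combination of the tensors in \eqref{eq:family} ($H_0=0$ if $r_k>m$). Then $\beta_{\mathbf r}(H_0)\in\operatorname{span}\mathcal B_m(\alpha)$ by definition, and $\beta_{\mathbf r}(H_1)\in\operatorname{span}\mathcal B_m(\alpha)$ by Lemma~\ref{lem:ideal} and the induction along $\prec$.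
\end{proof}

\section{The basis, its Hilbert series, and base change}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Propositions~\ref{prop:ident} and~\ref{prop:b} the members of $\mathcal B_m(\alpha)$ are polynomials with $\mathrm P_\alpha$-invariant classes. By Proposition~\ref{prop:reduce} these classes span $\mathcal Q_m(n)^{\mathrm P_\alpha}$. By Proposition~\ref{prop:lower} the number of members, counted with their data, is at most the dimension. So the family is a basis.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]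
We first find the degree generating function of $\nabla^m_s$ for $0\le s\le m$. We use two standard facts. In a polynomial ring over a field in $s$ generators of positive degree, $s$ homogeneous elements of positive degree with finite-dimensional quotient form a regular sequence (the ring is Cohen--Macaulay of dimension $s$). Dividing by a homogeneous nonzerodivisor of degree $d$ multiplies the Hilbert series by $1-t^d$. The ideal $\mathfrak c_{s,m}\subseteq D_s$ has $s$ homogeneous generators, of degrees $q^m-q^e>0$, and $D_s/\mathfrak c_{s,m}$ is finite-dimensional by Lemma~\ref{lem:schur}(b). So its Hilbert series is $\binom ms_{q,t}$, and its dimension is the value at $t=1$, namely $\prod_{e<s}\frac{q^m-q^e}{q^s-q^e}$. This is $\binom ms_q$ (count independent $s$-tuples in $\mathbb F_q^m$ and in $\mathbb F_q^s$), which equals $|\nabla^m_s|$ by the proof of Lemma~\ref{lem:orbits}. Hence the homogeneous spanning family $\nabla^m_s$ is a basis of $D_s/\mathfrak c_{s,m}$, and $\sum_{f\in\nabla^m_s}t^{\deg f}=\binom ms_{q,t}$.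

Since $\deg Q_{r,i}=q^r-q^i$ and $\deg S_\lambda=\sum_j(q^{\lambda_j+s-j}-q^{s-j})$, the operator $\Phi$ multiplies the degrees of $Q_{r,i}$ and $S_\lambda$ by $q$. In a flag sum, $r_{i-1}+n_i-r_i=n_i-s_i$ indices are discarded at stage $i$, each with a factor of degree $q^m-q^{r_i}$. So the element \eqref{eq:family} is homogeneous of degree $\sum_i\big(q^{r_{i-1}}\deg f_i+(n_i-s_i)(q^m-q^{r_i})\big)$. Sum $t$ to this power over all data and apply Theorem~\ref{thm:A}.
\end{proof}

The hypothesis that $\Lambda$ is a domain was needed to give a meaning to the fractions and to prove Lemma~\ref{lem:poly}. It can be removed. Let $\Lambda$ be any commutative $\mathbb F_q$-algebra and $W$ a monic $q$-polynomial of degree $q^m$ over $\Lambda$, $m\ge1$. For $f_i\in D_{r_i}$ define $b^W_\alpha(f_1,\dots,f_k)\in\Lambda[x]$ as the image of the flag sum for the generic $q$-polynomial under the homomorphism $\Lambda_m\to\Lambda$ that sends it to $W$. For domains this agrees with the earlier definition, by specialization.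

\begin{theorem}\label{thm:C}
Let $\Lambda$ be any commutative $\mathbb F_q$-algebra and $W$ any monic $q$-polynomial of degree $q^m$ over $\Lambda$, $m\ge1$. Then $\big(\Lambda[x_1,\dots,x_n]/(W(x_1),\dots,W(x_n))\big)^{\mathrm P_\alpha}$ is a free $\Lambda$-module with basis the elements
\[
b^W_\alpha\big(f_1,\Phi^{r_1}f_2,\dots,\Phi^{r_{k-1}}f_k\big),\qquad\mathbf r\text{ admissible},\quad r_k\le m,\quad f_i\in\nabla^{m-r_{i-1}}_{s_i},
\]
obtained from the generic ones by specialization.
\end{theorem}

\begin{proof}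
Invariants are a kernel, and kernels do not commute with arbitrary base change. We show that in the generic case the kernel is a direct summand and the induced injection is split; both properties survive any base change.

Grade $\Lambda_m$ by $\deg w_i=q^m-q^i$, let $W$ be generic, $A=A_W(n)$, $\mathrm P=\mathrm P_\alpha$, and let $B$ be the family in the statement. By Theorem~\ref{thm:A} and Lemma~\ref{lem:lift}, $B$ spans $A^{\mathrm P}$ over $\Lambda_m$, and its image $\overline B$ in $A/\Lambda_m^+A=\mathcal Q_m(n)$ is a basis of $\mathcal Q_m(n)^{\mathrm P}$. Choose homogeneous $u_j\in A$ whose images $\bar u_j$ complete $\overline B$ to a basis of $\mathcal Q_m(n)$. By graded Nakayama, $B\cup\{u_j\}$ generates $A$. A generating family of a free module of finite rank over a commutative ring, with as many members as the rank, is a basis; here the rank is $\dim\mathcal Q_m(n)$. So $A=A^{\mathrm P}\oplus A'$, with $A^{\mathrm P}$ free on $B$ and $A'$ free on the $u_j$.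

Let $\Theta:A\to\prod_{\sigma\in\mathrm P}A$, $a\mapsto(\sigma a-a)_\sigma$, a degree-preserving $\Lambda_m$-linear map with kernel $A^{\mathrm P}$. If $\sum_j\gamma_j\Theta(u_j)\equiv0$ modulo $\Lambda_m^+$ with $\gamma_j\in\mathbb F_q$, then $\sum_j\gamma_j\bar u_j\in\mathcal Q_m(n)^{\mathrm P}=\operatorname{span}\overline B$, so all $\gamma_j=0$. Thus the $\Theta(u_j)$ are homogeneous and independent modulo $\Lambda_m^+$. Completing them as before, they are part of a $\Lambda_m$-basis of $\prod_\sigma A$, so $\Theta|_{A'}$ is a split injection.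

Now let $\Lambda_m\to\Lambda$ send the generic $q$-polynomial to the given one. Then $A\otimes_{\Lambda_m}\Lambda=(A^{\mathrm P}\otimes_{\Lambda_m}\Lambda)\oplus(A'\otimes_{\Lambda_m}\Lambda)$ is the algebra in the statement, and its $\mathrm P$-invariants are the kernel of $\Theta\otimes_{\Lambda_m}\Lambda$. This map kills the first summand and is injective on the second. So the invariants are $A^{\mathrm P}\otimes_{\Lambda_m}\Lambda$, which is free on the specialized family $B$.
\end{proof}

\begin{thebibliography}{9}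

\bibitem{HHN}
Le Minh Ha, Nguyen Dang Ho Hai, Nguyen Van Nghia,
\emph{A proof of the Lewis-Reiner-Stanton conjecture for the Borel subgroup},
arXiv:2407.14339 (2024).

\end{thebibliography}
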